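\title{The Fredholm index and extensions of the compact operators on $l^p$ by $C(M)$}

\begin{abstract}
Let $1<p<\infty$, $p\ne2$, and let $M$ be a nonempty compact subset of the plane. An isomorphic extension of $K(l^p)$ by $C(M)$ is a unital homomorphism $\phi$ of $C(M)$ into the Calkin algebra of $l^p$ that is bounded and bounded below. It is known that there is a trivial extension $\theta_M$ to which every extension can be completed by a direct summand. We show that two extensions $\phi_1,\phi_2$ become similar after adding $\theta_M$ if and only if $\phi_1(z)-\lambda$ and $\phi_2(z)-\lambda$ have the same Fredholm index for every $\lambda\notin M$, and that the resulting classes form a group isomorphic to a product of copies of $\mathbb Z$, one for each bounded component of $\mathbb C\setminus M$. The proof chooses weights so that the operators in question act on a weighted $l^2$-space, applies the Brown--Douglas--Fillmore theorem there, and returns to $l^p$ along a chain of Rosenthal-type spaces by an Eilenberg swindle.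
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Extensions of $K(l^p)$ by $C(M)$}

Scalars are complex, operators are bounded and linear, and $1<p<\infty$. Let $B(l^p)$ be the algebra of operators on $l^p$, let $K(l^p)$ be the ideal of compact operators, and let $\pi$ be the quotient map onto the Calkin algebra $Q(l^p)=B(l^p)/K(l^p)$. Let $M$ be a nonempty compact subset of $\mathbb R^d$, $d\ge1$; the plane $\mathbb C$ is identified with $\mathbb R^2$.

\begin{definition}\label{def:ext}
\begin{enumerate}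
\item[(i)] An \emph{isomorphic extension} of $K(l^p)$ by $C(M)$ is a unital homomorphism $\phi:C(M)\to Q(l^p)$ that is an isomorphism onto its range: it is bounded and injective, and its inverse on the range is bounded.
\item[(ii)] It is \emph{trivial} if $\phi=\pi\circ\eta$ for a unital homomorphism $\eta:C(M)\to B(l^p)$ that is an isomorphism onto its range.
\item[(iii)] Isomorphic extensions $\phi,\phi'$ are \emph{equivalent} if there is an invertible $S\in B(l^p)$ with $\phi'(f)=\pi(S)\phi(f)\pi(S)^{-1}$ for all $f\in C(M)$. The class of $\phi$ is $[\phi]$.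
\item[(iv)] Fix an invertible operator $S_0:l^p\oplus l^p\to l^p$, where the direct sum carries the $l^p$-norm. If $\phi_i=\pi\circ\psi_i$ for maps $\psi_i:C(M)\to B(l^p)$, $i=1,2$, then $[\phi_1]+[\phi_2]$ is the class of $f\mapsto\pi\big(S_0(\psi_1(f)\oplus\psi_2(f))S_0^{-1}\big)$.
\end{enumerate}
\end{definition}

The formula in (iv) depends only on the classes $\pi(\psi_i(f))$, so it defines a unital homomorphism, and this homomorphism is bounded and bounded below because $\|\pi(T_1\oplus T_2)\|$ lies between the maximum and the sum of $\|\pi(T_1)\|$ and $\|\pi(T_2)\|$. Replacing $S_0$ by $S_0'$ conjugates the result by $S_0'S_0^{-1}$, and conjugating $\phi_i$ by $S_i$ conjugates it by $S_0(S_1\oplus S_2)S_0^{-1}$; hence the sum of classes is well defined. It is commutative and associative, since any two isomorphisms of a finite sum of copies of $l^p$ onto $l^p$ differ by an invertible operator on $l^p$.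

Let $M\subset\mathbb C$ and let $z\in C(M)$ be the identity function. If $\pi(T)=\phi(z)$, then $\phi$ is a continuous functional calculus for $T$ modulo compact operators: it assigns to each $f$ an operator ``$f(T)$'', determined up to a compact perturbation, whose essential norm is comparable to $\|f\|$. The extension is trivial when the calculus can be carried out exactly, and equivalence is similarity modulo compact operators. For $\lambda\notin M$ the element $\phi(z)-\lambda=\phi(z-\lambda)$ has the inverse $\phi((z-\lambda)^{-1})$, so $T-\lambda$ is a Fredholm operator. Its index does not depend on the choice of $T$ and is written $\operatorname{ind}(\phi(z)-\lambda)$. The index is unchanged under equivalence and additive under sums, and it vanishes for a trivial extension $\pi\circ\eta$, because $\eta(z-\lambda)$ is invertible with inverse $\eta((z-\lambda)^{-1})$. It is thus an obstruction to triviality, and one asks whether it is the only one.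

On a Hilbert space, with $*$-homomorphisms and unitary equivalence, the Brown--Douglas--Fillmore (BDF) theorem, recalled in Section~\ref{sub:bdf}, says that the index is a complete invariant. On $l^p$ our starting point is the following known result, which we use without proof.

\begin{theorem}\label{thm:known}
Let $1<p<\infty$ and let $M\subset\mathbb R^d$ be nonempty and compact. There is a trivial isomorphic extension $\theta_M$ of $K(l^p)$ by $C(M)$ with the following property: for every isomorphic extension $\phi$ of $K(l^p)$ by $C(M)$ there is an isomorphic extension $\phi'$ of $K(l^p)$ by $C(M)$ such that $[\phi]+[\phi']=[\theta_M]$.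
\end{theorem}

From now on $\theta_M$ denotes a trivial isomorphic extension with this property. The question we address was posed in \cite{Boe}: \emph{for $p\ne2$ and $M\subset\mathbb C$, is it true that $\phi_1(z)-\lambda$ and $\phi_2(z)-\lambda$ have the same index for all $\lambda\notin M$ if and only if $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$?} The answer is yes.

\begin{theorem}\label{thm:main}
Let $1<p<\infty$, $p\ne2$, let $M\subset\mathbb C$ be nonempty and compact, and let $\phi_1,\phi_2$ be isomorphic extensions of $K(l^p)$ by $C(M)$. Then $\phi_1(z)-\lambda$ and $\phi_2(z)-\lambda$ have the same Fredholm index for all $\lambda\notin M$ if and only if $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$.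
\end{theorem}

The same argument gives two further results.

\begin{theorem}\label{thm:group}
Let $1<p<\infty$, $p\ne2$, and let $M\subset\mathbb C$ be nonempty and compact. Then the set $\mathcal G$ of all classes $[\phi]+[\theta_M]$, where $\phi$ is an isomorphic extension of $K(l^p)$ by $C(M)$, is a group under addition with identity $[\theta_M]$, and the index map is an isomorphism of $\mathcal G$ onto $\prod_U\mathbb Z$, where $U$ runs over the bounded components of $\mathbb C\setminus M$.
\end{theorem}

We write $\operatorname{Ext}(M)=0$ if any two unital $*$-monomorphisms $\psi_1,\psi_2$ of $C(M)$ into the Calkin algebras of separable infinite-dimensional Hilbert spaces $\mathcal H_1,\mathcal H_2$ are conjugate by a unitary modulo compacts: $v\psi_1(f)v^{-1}=\psi_2(f)$ for all $f$, where $v$ is the class of an operator $V:\mathcal H_1\to\mathcal H_2$ with $V^*V-1$ and $VV^*-1$ compact.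

\begin{theorem}\label{thm:ext0}
Let $1<p<\infty$, $p\ne2$, and let $M\subset\mathbb R^d$ be nonempty and compact with $\operatorname{Ext}(M)=0$. Then $[\phi]+[\theta_M]=[\theta_M]$ for every isomorphic extension $\phi$ of $K(l^p)$ by $C(M)$.
\end{theorem}

\subsection{Three examples}

The examples use Pe{\l}czy\'nski's theorem (an infinite-dimensional complemented subspace of $l^p$ is isomorphic to $l^p$), the isomorphism $(\oplus_nl_2^n)_p\cong l^p$ explained in Section~\ref{sub:pspaces}, and the inequality $\|\pi(T)\|\ge\limsup\|Tx_n\|$ for a weakly null sequence of unit vectors $x_n$, which holds because compact operators send such a sequence to a norm-null one.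

\begin{example}[two points]\label{ex:two}
If $M$ has two points, an isomorphic extension is given by an idempotent $e\in Q(l^p)$, $e\ne0,1$. If $\pi(E_0)=e$, then $E_0^2-E_0$ is compact, so the spectrum of $E_0$ can accumulate only at $0$ and $1$, and the Riesz projection $E$ of $E_0$ for a contour that separates $1$ from $0$ is an idempotent with $\pi(E)=e$. Its range and kernel are infinite-dimensional, hence isomorphic to $l^p$. So any two extensions are equivalent, and no summand $\theta_M$ is needed.
\end{example}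

\begin{example}[the summand $\theta_M$ cannot be omitted]\label{ex:theta}
Let $p\ne2$ and $M=[0,1]$. Let $\eta(f)$ be the diagonal operator on $l^p$ with entries $f(\xi_n)$, where $(\xi_n)$ takes each rational value in $[0,1]$ infinitely often. Let $\eta'(f)$ act on $W=(\oplus_nl_2^n)_p\cong l^p$, in the $n$th block as $\operatorname{diag}(f(1/n),f(2/n),\dots,f(1))$. Testing on basis vectors gives $\|\pi(\eta(f))\|=\|\pi(\eta'(f))\|=\|f\|$, so we obtain two trivial isomorphic extensions, and all their indices are $0$. They are not equivalent. Suppose $S:l^p\to W$ is an isomorphism with $S\eta(f)S^{-1}-\eta'(f)$ compact for all $f$. Fix $N$ and continuous functions $f_1,\dots,f_N:[0,1]\to[0,1]$ with disjoint supports, $f_i$ being $1$ on an interval of positive length. For large $n$ the $n$th block contains distinct basis vectors $x_1^n,\dots,x_N^n$ with $\eta'(f_i)x_i^n=x_i^n$; they are weakly null in $n$, and $\|\sum_ix_i^n\|=\sqrt N$. For $y_i^n=S^{-1}x_i^n$ we have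
\[
\eta(f_i)y_i^n-y_i^n=S^{-1}\big(S\eta(f_i)S^{-1}-\eta'(f_i)\big)x_i^n\to0 .
\]
The vectors $\eta(f_i)y_i^n$, $i\le N$, have disjoint supports in $l^p$, so $\|\sum_iy_i^n\|-(\sum_i\|y_i^n\|^p)^{1/p}\to0$. The first term lies in $[\|S\|^{-1}N^{1/2},\|S^{-1}\|N^{1/2}]$ and the second in $[\|S\|^{-1}N^{1/p},\|S^{-1}\|N^{1/p}]$. Hence $N^{|1/2-1/p|}\le\|S\|\,\|S^{-1}\|$ for every $N$, which is absurd. Thus on $l^p$ an extension also remembers how its spectral pieces sit together geometrically. Theorem~\ref{thm:main} says that adding $\theta_M$ erases this information and leaves exactly the index.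
\end{example}

\begin{example}[the shift]\label{ex:shift}
Let $S$ be the shift $Se_k=e_{k+1}$, of index $-1$, and let $\mathbb T$ be the unit circle. On $l^2$ the class $\pi(S)$ is unitary and generates the basic nontrivial extension by $C(\mathbb T)$. For $p\ne2$ there is no bounded homomorphism $\phi:C(\mathbb T)\to Q(l^p)$ with $\phi(z)=\pi(S)$. Indeed, let $P_0=Q_0=1$, $P_{m+1}=P_m+z^{2^m}Q_m$, $Q_{m+1}=P_m-z^{2^m}Q_m$. The parallelogram law gives $|P_m|^2+|Q_m|^2=2^{m+1}$ on $\mathbb T$, so $\|P_m\|\le2^{(m+1)/2}$, while $P_m$ has $2^m$ coefficients, all equal to $\pm1$. For $p<2$ we get $\|\pi(P_m(S))\|\ge\limsup_k\|P_m(S)e_k\|=2^{m/p}$, which is not $O(2^{m/2})$. For $p>2$ the same computation applies to the transpose $P_m(S^t)$ on $l^{p'}$, $p'=p/(p-1)<2$, and $\|\pi(T)\|\ge\|\pi(T^t)\|$. So even the existence of extensions with nonzero index requires a construction; see Section~\ref{sec:group}.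
\end{example}

\subsection{Outline of the proof}

Theorems~\ref{thm:main} and~\ref{thm:ext0} reduce to one statement, Proposition~\ref{prop:Z}: a bounded unital homomorphism $\phi:C(M)\to Q(l^p)$ with vanishing indices is absorbed by some trivial one. By duality we may take $p>2$. The only classification theorem at hand lives on Hilbert space, so the task is to move $\phi$ to a Hilbert space and to bring the conclusion back.

\begin{enumerate}
\item \emph{Dilation} (Section~\ref{sec:dilation}). Modulo compacts, $\phi$ is a corner $f\mapsto E\eta(f)E$ of a block-diagonal representation $\eta$ on $X=(\oplus H_n)_p$ with finite-dimensional Hilbert blocks. All the information is now in one operator $E$.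
\item \emph{Weights} (Section~\ref{sec:weights}). By an argument of Maurey--Rubio de Francia type there are weights $w_n$ such that $E$ is also bounded, with the same compactness properties and the same indices, on the Hilbert space $\mathcal H\supset X$ normed by $(\sum w_n|x_n|^2)^{1/2}$. There BDF applies.
\item \emph{Localization} (Section~\ref{sec:spaces}). Cutting $\mathcal H$ into finite-dimensional pieces and reassembling them in $l^p$-fashion gives a space $Z_\infty\cong l^p$ to which the conclusion of BDF transfers.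
\item \emph{Swindle} (Section~\ref{sec:swindle}). The spaces $X$ and $Z_\infty$ carry inequivalent norms in general, but they are joined by a chain $X=Z_0,Z_1,\dots$ of Rosenthal-type spaces in which neighbors are $2$-equivalent and $Z_j$ agrees with $Z_\infty$ on more and more coordinates. An Eilenberg swindle along the chain identifies the two corners stably. Section~\ref{sec:idea} carries this out by hand in the simplest case.
\end{enumerate}

The hypotheses enter as follows. That $M$ is planar, or $\operatorname{Ext}(M)=0$, is used only in step~2, to apply BDF. That $M\subset\mathbb R^d$ is used in step~1, for partitions of unity with bounded overlap. That $p>2$ is used in Lemmas~\ref{lem:ros} and~\ref{lem:weights} and, in the weak form $p\ge2$, in step~1. That extensions are bounded below is used only to apply Theorem~\ref{thm:known}.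

\section{Standard facts}\label{sec:facts}

\subsection{Compact operators and the index}\label{sub:index}

For Banach spaces $Y_1,Y_2$ put $Q(Y_1,Y_2)=B(Y_1,Y_2)/K(Y_1,Y_2)$ and $Q(Y)=Q(Y,Y)$. Every quotient map is denoted by $\pi$, and $T\equiv T'$ means that $T-T'$ is compact; $T$ is a \emph{lift} of $\pi(T)$. Classes can be composed. Operators and classes on finite direct sums are written as matrices, and the norm of a matrix is at most the sum of the norms of its entries. Direct sums $(\oplus Y_k)_p$ are $l^p$-sums. A direct sum $\oplus T_k$ of compact operators with $\|T_k\|\to0$ is compact, being a norm limit of finite sums.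

By Atkinson's theorem, $\pi(T)\in Q(Y_1,Y_2)$ is invertible if and only if $T$ is Fredholm. Then $\operatorname{ind}T=\dim\ker T-\dim\ker T^t$, where $T^t:Y_2^*\to Y_1^*$ is the transpose. The index depends only on $\pi(T)$, is locally constant, is additive under products and direct sums, and changes sign under transposition. A class of index $0$ has an invertible lift (add a finite-rank operator to any lift). The transpose of a compact operator is compact.

Let $V$ be an $l^s$-sum, $1<s<\infty$, of finite-dimensional spaces indexed by $\mathbb N$, and let $P_n$ be the projection onto the first $n$ coordinates. Both $P_n$ and $P_n^t$ tend to $1$ strongly, so $\|T_0(1-P_n)\|\to0$ and $\|(1-P_n)T_0\|\to0$ for compact $T_0$. Writing $T=(T-T_0)+T_0$ and using $\|1-P_n\|\le1$, we get for every $T\in B(V)$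
\begin{equation}\label{eq:tails}
\lim_n\|T(1-P_n)\|\le\|\pi(T)\|,\qquad\lim_n\|(1-P_n)T\|\le\|\pi(T)\|,
\end{equation}
both sequences being nonincreasing. A bounded function $h:\mathbb N\to\mathbb C$ acts on $V$ by multiplying the $n$th coordinate by $h(n)$; the operator is again denoted by $h$.

\subsection{Random signs}

Let $\varepsilon_1,\varepsilon_2,\dots$ be independent uniform signs and $\gamma,\gamma_1,\gamma_2,\dots$ independent real standard Gaussians. Put $K_p=\sqrt{\pi/2}\,(\mathbb E|\gamma|^p)^{1/p}$.

\begin{lemma}[Khintchine's inequality in Hilbert space]\label{lem:khin}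
Let $p\ge2$. For vectors $v_1,\dots,v_m$ in a Hilbert space,
\[
\Big(\sum|v_i|^2\Big)^{p/2}\le\mathbb E\Big|\sum\varepsilon_iv_i\Big|^p\le K_p^p\Big(\sum|v_i|^2\Big)^{p/2}.
\]
\end{lemma}

\begin{proof}
Since $\mathbb E|\sum\varepsilon_iv_i|^2=\sum|v_i|^2$, the left inequality is Jensen's. For the right one, realize $\gamma_i=\varepsilon_i|\gamma_i|$ with the signs independent of the moduli. The conditional expectation of $\sum\gamma_iv_i$ given the signs is $\sqrt{2/\pi}\sum\varepsilon_iv_i$, so by Jensen $\mathbb E|\sum\varepsilon_iv_i|^p\le(\pi/2)^{p/2}\,\mathbb E|\sum\gamma_iv_i|^p$. Diagonalize the real positive semidefinite matrix $(\operatorname{Re}\langle v_i,v_k\rangle)$ by an orthogonal matrix. By rotation invariance $|\sum\gamma_iv_i|^2=\sum\lambda_ig_i^2$ with standard Gaussians $g_i$ and $\lambda_i\ge0$, $\sum\lambda_i=\sum|v_i|^2$. Minkowski's inequality in $L_{p/2}$ gives $(\mathbb E|\sum\gamma_iv_i|^p)^{2/p}\le(\mathbb E|\gamma|^p)^{2/p}\sum|v_i|^2$.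
\end{proof}

If $H_n$ are Hilbert spaces and $x\in\prod H_n$, let $|x|=(|x_n|)_n$. Applying the lemma in each coordinate and summing, we get for $x^1,\dots,x^m\in(\oplus H_n)_p$
\begin{equation}\label{eq:square}
\Big\|\Big(\sum_i|x^i|^2\Big)^{1/2}\Big\|_p\le\Big(\mathbb E\Big\|\sum_i\varepsilon_ix^i\Big\|_p^p\Big)^{1/p}\le K_p\Big\|\Big(\sum_i|x^i|^2\Big)^{1/2}\Big\|_p .
\end{equation}

\subsection{$p$-spaces}\label{sub:pspaces}

A \emph{$p$-space} is a Banach space isomorphic to a complemented subspace of $l^p$. By Pe{\l}czy\'nski's theorem it is finite-dimensional or isomorphic to $l^p$; in particular $Y\oplus l^p\cong l^p$ for every $p$-space $Y$. A $p$-space is reflexive, and its dual is a $p'$-space, $p'=p/(p-1)$.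

A family $(Y_k)$ is \emph{uniformly complemented in $l^p$} if there are $i_k:Y_k\to l^p$ and $q_k:l^p\to Y_k$ with $q_ki_k=1$ and $\sup\|i_k\|,\sup\|q_k\|<\infty$. Multiplying the norm of $Y_k$ by $t_k>0$ does not change the constants (use $t_ki_k$ and $t_k^{-1}q_k$). Since a finite or countable $l^p$-sum of copies of $l^p$ is isometric to $l^p$, all finite or countable $l^p$-sums of members of such a family are again uniformly complemented, with the same constants.

Finite-dimensional Hilbert spaces are uniformly complemented in $l^p$. For $p\ge2$ map $c\in l_2^m$ to $\sum c_i\varepsilon_i\in L_p(\{\pm1\}^m)$, with norm at most $K_p$, and map $G$ back to $(\mathbb E\varepsilon_iG)_i$, which has norm at most $\|G\|_{L_2}\le\|G\|_{L_p}$ by Bessel's inequality; $L_p(\{\pm1\}^m)$ is isometric to the span of $2^m$ basis vectors of $l^p$. For $p<2$ transpose the maps for $p'$.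

\subsection{The BDF theorem}\label{sub:bdf}

The Calkin algebra of a Hilbert space is a $C^*$-algebra. An operator $T$ is \emph{essentially normal} if $T^*T-TT^*$ is compact, and its \emph{essential spectrum} is the spectrum of $\pi(T)$. By the continuous functional calculus, normal elements $\pi(T)$ with spectrum $M\subset\mathbb C$ correspond to unital $*$-monomorphisms $\psi$ of $C(M)$ via $\psi(z)=\pi(T)$. We use both halves of the theorem.
\begin{enumerate}
\item[(BDF1)] Two essentially normal operators $T_1,T_2$ on separable infinite-dimensional Hilbert spaces satisfy $VT_1V^*\equiv T_2$ for some unitary $V$ if and only if they have the same essential spectrum $M$ and $\operatorname{ind}(T_1-\lambda)=\operatorname{ind}(T_2-\lambda)$ for $\lambda\notin M$.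
\item[(BDF2)] For every nonempty compact $M\subset\mathbb C$ and every family of integers $(k_U)$ indexed by the bounded components of $\mathbb C\setminus M$ there is an essentially normal operator $T$ on $l^2$ with essential spectrum $M$ and $\operatorname{ind}(T-\lambda)=k_U$ for $\lambda\in U$.
\end{enumerate}

\section{Triples and stable equivalence}\label{sec:triples}

The proof presents $\phi$ as a corner of a larger homomorphism and changes the underlying space many times. It is therefore convenient to let corners on arbitrary $p$-spaces be the basic objects. Fix $p$ and $M\subset\mathbb R^d$.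

\begin{definition}
A \emph{triple} $(Y,\theta,e)$ consists of a $p$-space $Y$, a bounded unital homomorphism $\theta:C(M)\to Q(Y)$ and an idempotent $e\in Q(Y)$ commuting with $\theta(C(M))$. We write $(Y_1,\theta_1,e_1)\approx(Y_2,\theta_2,e_2)$ if there are $a\in e_2Q(Y_1,Y_2)e_1$ and $b\in e_1Q(Y_2,Y_1)e_2$ with
\[
ba=e_1,\qquad ab=e_2,\qquad a\theta_1(f)=\theta_2(f)a\quad(f\in C(M)).
\]
A triple is \emph{trivial} if it has the form $(Y,\pi\circ\eta,1)$ with $\eta:C(M)\to B(Y)$ a bounded unital homomorphism. We write $\Phi\sim\Psi$ if $\Phi\oplus\tau\approx\Psi\oplus\tau$ for some trivial $\tau$. The triple on $Y=0$ is denoted by $0$, and a bounded unital homomorphism $\phi:C(M)\to Q(Y)$ is identified with $(Y,\phi,1)$.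
\end{definition}

The triple $(Y,\theta,e)$ stands for $f\mapsto e\theta(f)e$ acting on ``the range of $e$''. The relation $\approx$ is reflexive ($a=b=e$), symmetric because $b\theta_2(f)=b\theta_2(f)ab=ba\theta_1(f)b=\theta_1(f)b$, transitive (compose the $a$'s and the $b$'s), and compatible with $\oplus$; up to $\approx$, finite sums are commutative and associative. Sums of trivial triples are trivial and $0$ is trivial, so $\sim$ is an equivalence relation (for transitivity add both trivial triples), compatible with $\oplus$ and implied by $\approx$. If $e_1=1$ or $e_2=1$, the corner conditions on $a,b$ follow from the rest, since $e_2a=aba=ae_1$ and $e_1b=bab=be_2$. An isomorphism $U:Y_1\to Y_2$ whose class conjugates $\theta_1,e_1$ into $\theta_2,e_2$ gives $\approx$. In particular, $[\phi]=[\phi']$ implies $\phi\approx\phi'$, and every representative of $[\phi_1]+[\phi_2]$ is $\approx\phi_1\oplus\phi_2$.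

\begin{lemma}\label{lem:rules}
\begin{enumerate}
\item[(T1)] Trivial triples are $\sim0$.
\item[(T2)] $(Y,\theta,e)\oplus(Y,\theta,1-e)\approx(Y,\theta,1)$.
\item[(T3)] If $e_0,e_1$ are joined by a norm-continuous path of idempotents of $Q(Y)$ commuting with $\theta(C(M))$, then $(Y,\theta,e_0)\approx(Y,\theta,e_1)$.
\item[(T4)] If $\Phi\oplus\Psi\approx\Psi$ and $\Psi\oplus\Psi'\sim0$ for some $\Psi'$, then $\Phi\sim0$.
\item[(T5)] Let $(Y_1,\theta_1,1)\approx(Y_2,\theta_2,e)$ via $a,b$, and let $x\in Q(Y_1)$ be invertible. Then $axb+1-e$ is invertible in $Q(Y_2)$ and has the same index as $x$.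
\end{enumerate}
\end{lemma}

\begin{proof}
(T1) If $\tau=(Y,\pi\circ\eta,1)$, let $\tau^\infty$ be the trivial triple given by $\eta\oplus\eta\oplus\cdots$ on $(Y\oplus Y\oplus\cdots)_p$. Renumbering the summands gives $\tau\oplus\tau^\infty\approx\tau^\infty$.

(T2) Let $a$ be the row $(e,\ 1-e)$ and $b$ the column with the same entries. Then $ab=e+(1-e)=1$ and $ba=e\oplus(1-e)$.

(T3) By uniform continuity and transitivity we may assume $\|e_1-e_0\|\,\|2e_0-1\|<1$. Then $v=e_1e_0+(1-e_1)(1-e_0)=1+(e_1-e_0)(2e_0-1)$ is invertible, commutes with $\theta(C(M))$, and satisfies $ve_0=e_1e_0=e_1v$. Take $a=ve_0$, $b=e_0v^{-1}$.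

(T4) $\Phi\sim\Phi\oplus\Psi\oplus\Psi'\approx\Psi\oplus\Psi'\sim0$.

(T5) From $ba=1$, $ab=e$, $(1-e)a=0$, $b(1-e)=0$ we get, in $Q(Y_1\oplus Y_2)$,
\[
W=\begin{pmatrix}0&b\\a&1-e\end{pmatrix},\qquad W^2=1,\qquad W\begin{pmatrix}x&0\\0&1\end{pmatrix}W=\begin{pmatrix}1&0\\0&axb+1-e\end{pmatrix}.
\]
Conjugate classes have the same index.
\end{proof}

The relation $\sim$ is looser than the one in Theorem~\ref{thm:main} in two ways: the trivial summand is arbitrary, and the intertwiner is only invertible modulo compacts. The first gap is closed by Theorem~\ref{thm:known}, the second by a shift on a summand where $C(M)$ acts by scalars.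

\begin{lemma}\label{lem:stable}
For isomorphic extensions $\phi_1,\phi_2$ of $K(l^p)$ by $C(M)$, $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$ if and only if $\phi_1\sim\phi_2$. Moreover $[\theta_M]+[\theta_M]=[\theta_M]$.
\end{lemma}

\begin{proof}
If the classes are equal, then $\phi_1\oplus\theta_M\approx\phi_2\oplus\theta_M$, and $\theta_M$ is a trivial triple.

Conversely let $\phi_1\oplus\tau\approx\phi_2\oplus\tau$ with $\tau=(Y,\pi\circ\eta,1)$. Write $\theta_M=\pi\circ\eta_\theta$ as in Definition~\ref{def:ext}(ii), fix $\xi_0\in M$, and let $\operatorname{ev}(f)=f(\xi_0)1$ on $l^p$. Choose an isomorphism $S_1:Y\oplus l^p\oplus l^p\to l^p$ and put $\eta''=S_1(\eta\oplus\eta_\theta\oplus\operatorname{ev})S_1^{-1}$. Because of the middle summand, both $\eta''$ and $\tau''=\pi\circ\eta''$ are bounded below, so $\tau''$ is a trivial isomorphic extension. Let $\Psi_i=\phi_i\oplus\tau\oplus\theta_M\oplus(\pi\circ\operatorname{ev})$ on $V=l^p\oplus Y\oplus l^p\oplus l^p$. Then $\Psi_2=a\Psi_1a^{-1}$ with $a\in Q(V)$ invertible. Let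 $S'$ be a power of the forward or backward shift on $l^p$ with index $-\operatorname{ind}a$, and $\sigma=\pi(1\oplus1\oplus1\oplus S')$. It is invertible and commutes with $\Psi_1(C(M))$, so $\Psi_2=(a\sigma)\Psi_1(a\sigma)^{-1}$, and $a\sigma$ has index $0$, hence an invertible lift. Conjugating by $S_0(1\oplus S_1):V\to l^p$ gives $[\phi_1]+[\tau'']=[\phi_2]+[\tau'']$. By Theorem~\ref{thm:known}, $[\tau'']+[\psi]=[\theta_M]$ for some $\psi$; add $[\psi]$ to both sides.

For the last claim, Theorem~\ref{thm:known} applied to a representative of $[\theta_M]+[\theta_M]$ gives $\psi$ with $[\theta_M]+[\theta_M]+[\psi]=[\theta_M]$. Let $\psi'$ represent $[\theta_M]+[\psi]$. Then $[\psi']+[\theta_M]=[\theta_M]$, so $\psi'\oplus\theta_M\approx\theta_M$, that is, $\psi'\sim0$. Also $\theta_M\sim0$ by (T1). By the first part, $[\theta_M]=[\psi']+[\theta_M]=[\theta_M]+[\theta_M]$.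
\end{proof}

The heart of the paper is the following statement.

\begin{proposition}\label{prop:Z}
Let $p\ne2$ and let $\phi:C(M)\to Q(l^p)$ be a bounded unital homomorphism. Assume either
\begin{enumerate}
\item[(a)] $M\subset\mathbb C$ and $\operatorname{ind}(\phi(z)-\lambda)=0$ for all $\lambda\notin M$, or
\item[(b)] $M\subset\mathbb R^d$ and $\operatorname{Ext}(M)=0$.
\end{enumerate}
Then $\phi\sim0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Proposition~\ref{prop:Z}]
If $[\phi_1]+[\theta_M]=[\phi_2]+[\theta_M]$, the indices agree, because the index is invariant and additive and vanishes for $\theta_M$. Conversely let the indices agree, and choose $\phi_2'$ with $[\phi_2]+[\phi_2']=[\theta_M]$. Then $\operatorname{ind}(\phi_2'(z)-\lambda)=-\operatorname{ind}(\phi_2(z)-\lambda)$, so a representative of $[\phi_1]+[\phi_2']$ has all indices $0$, and $\phi_1\oplus\phi_2'\sim0$ by case (a). Also $\phi_2\oplus\phi_2'\approx\theta_M\sim0$. Hence $\phi_1\sim\phi_1\oplus\phi_2'\oplus\phi_2\sim\phi_2$, and Lemma~\ref{lem:stable}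 applies.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ext0} from Proposition~\ref{prop:Z}]
By case (b), $\phi\sim0\sim\theta_M$. Lemma~\ref{lem:stable} gives $[\phi]+[\theta_M]=[\theta_M]+[\theta_M]=[\theta_M]$.
\end{proof}

\subsection*{Reduction to $p>2$}
For $x=\pi(T)\in Q(Y_1,Y_2)$ put $x^t=\pi(T^t)\in Q(Y_2^*,Y_1^*)$; this is well defined, linear, contractive and reverses products. Since $C(M)$ is commutative, a bounded unital homomorphism $\phi$ into $Q(Y)$ has a transpose $\phi^t(f)=\phi(f)^t$, a bounded unital homomorphism into $Q(Y^*)$; its indices are the negatives of those of $\phi$, and it is trivial if $\phi$ is. Let $p<2$ and suppose Proposition~\ref{prop:Z} holds for $p'>2$. Then $\phi^t\oplus\tau\approx\tau$ via some $a,b$, with $\tau$ trivial on a $p'$-space $Y$. Transposing $ab=1$, $ba=1$, $a(\phi^t\oplus\tau)(f)=\tau(f)a$ gives $\tau^t\approx\phi\oplus\tau^t$ via $a^t,b^t$, with $\tau^t$ trivial on the $p$-space $Y^*$. So $\phi\sim0$. \emph{In Sections~\ref{sec:idea}--\ref{sec:swindle} we assume $p>2$.}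

\section{The swindle, and a case worked by hand}\label{sec:idea}

\subsection{A swindle with decaying defects}

The swindle in (T1) cannot be applied to a nontrivial triple. If $F$ lifts $e$, the \emph{defects} $F^2-F$ and $[F,\eta(f)]$ are compact, but an infinite direct sum of copies of a nonzero compact operator is not compact. An infinite sum is legitimate when the defects of the summands tend to $0$, and the next lemma says that a triple is $\sim0$ if it can be deformed, in infinitely many steps of bounded size, so that its defects die out.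

\begin{lemma}\label{lem:swindle}
Let $V_0,V_1,\dots$ be uniformly complemented in $l^p$, let $\eta_j:C(M)\to B(V_j)$ be unital homomorphisms with $\sup\|\eta_j\|<\infty$, and let $U_j:V_j\to V_{j+1}$ be isomorphisms with $\sup\|U_j\|,\sup\|U_j^{-1}\|<\infty$ and $U_j\eta_j(f)=\eta_{j+1}(f)U_j$. Let $F_{0,1}\in B(V_0)$ and $F_{j,\sigma}\in B(V_j)$ for $j\ge1$, $\sigma\in[0,1]$. Assume:
\begin{enumerate}
\item[(i)] $\sup_{j,\sigma}\|F_{j,\sigma}\|<\infty$ and $\|F_{j,\sigma}-F_{j,\sigma'}\|\le C|\sigma-\sigma'|$ with $C$ independent of $j$;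
\item[(ii)] for $j\ge1$ the operators $F_{j,\sigma}^2-F_{j,\sigma}$ and $[F_{j,\sigma},\eta_j(f)]$ are compact, and for each $\sigma$ and $f$ their norms tend to $0$ as $j\to\infty$;
\item[(iii)] $U_jF_{j,1}U_j^{-1}=F_{j+1,0}$ for $j\ge0$.
\end{enumerate}
Then $\Phi=(V_0,\pi\circ\eta_0,\pi(F_{0,1}))$ is a triple, and $\Phi\sim0$.
\end{lemma}

\begin{proof}
By (iii) and (ii) for $F_{1,0}$, $\Phi$ is a triple. Let $Y=(\oplus_{j\ge1}V_j)_p$, a $p$-space, $\theta=\pi\circ\oplus_{j\ge1}\eta_j$, and $\mathcal F_\sigma=\oplus_{j\ge1}F_{j,\sigma}$. By (i) and (ii), $\pi(\mathcal F_\sigma)$ is a norm-continuous path of idempotents commuting with $\theta(C(M))$. Put $\Psi_\sigma=(Y,\theta,\pi(\mathcal F_\sigma))$; then $\Psi_0\approx\Psi_1$ by (T3). The isomorphism $U=\oplus_{j\ge0}U_j:V_0\oplus Y\to Y$ intertwines the homomorphisms and satisfies $U(F_{0,1}\oplus\mathcal F_1)U^{-1}=\mathcal F_0$ by (iii). Hence $\Phi\oplus\Psi_1\approx\Psi_0\approx\Psi_1$. By (T2) and (T1), $\Psi_1\oplus(Y,\theta,1-\pi(\mathcal F_1))\approx(Y,\theta,1)\sim0$,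 and (T4) gives $\Phi\sim0$.
\end{proof}

The decay in (ii) cannot be dropped. Otherwise constant sequences would qualify, and with Proposition~\ref{prop:dilation} below every $\phi$ would be $\sim0$; but $\phi\oplus\tau\approx\tau$ forces all indices of $\phi$ to vanish, and by Theorem~\ref{thm:group} nonzero indices occur as soon as $\mathbb C\setminus M$ has a bounded component.

\subsection{Rosenthal-type spaces}

To pass gradually from an $l^p$-norm to a weighted $l^2$-norm we use the maximum of the two with a varying ratio. The intermediate spaces must be $p$-spaces, uniformly in the ratio.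

\begin{lemma}\label{lem:ros}
Let $I$ be a finite set, let $H_n$ $(n\in I)$ be finite-dimensional Hilbert spaces, and let $w_n>0$, $t>0$. Then $\oplus_{n\in I}H_n$ with the norm
\[
\|y\|_*=\max\Big(\Big(\sum|y_n|^p\Big)^{1/p},\ t\Big(\sum w_n|y_n|^2\Big)^{1/2}\Big)
\]
is complemented in $l^p$ with constants depending only on $p$.
\end{lemma}

\begin{proof}
The idea is to multiply the $n$th coordinate by independent random variables $s_n$ whose second and $p$th moments reproduce the two norms. For $s=c1_A$ with $\mathbb P(A)=\alpha$, the equations $\mathbb Es^2=t^2w_n$, $\mathbb Es^p=1$ read $c^{2-p}=t^2w_n$, $\alpha=c^{-p}$; as $p>2$, they have a solution with $\alpha\le1$ exactly when $t^2w_n\le1$. So let $I'=\{n:t^2w_n\le1\}$. For $n\in I'$ put $c_n=(t^2w_n)^{-1/(p-2)}\ge1$, $\alpha_n=c_n^{-p}$; for $n\notin I'$ put $c_n=tw_n^{1/2}>1$, $\alpha_n=1$. Let $A_n$ be independent events of probability $\alpha_n$ in a finite probability space $\Omega$, and $s_n=c_n1_{A_n}$. In all cases $\mathbb Es_n^2=t^2w_n$. Let $H$ be the Hilbert sum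 of the $H_n$. The space $L_p(\Omega;H)$ is isometric to a finite $l^p$-sum of copies of $H$, so it is complemented in $l^p$ with constants depending only on $p$. Define
\[
\iota(y)(\omega)=(s_n(\omega)y_n)_n,\qquad\varrho(G)=\big(\mathbb E[s_nG_n]/\mathbb Es_n^2\big)_n .
\]
Then $\varrho\iota=1$, and it remains to bound $\iota$ and $\varrho$.

\emph{The map $\iota$.} Let $r=p/2>1$, $Y_n=s_n^2|y_n|^2$, $\Sigma=\sum Y_n$, $\Sigma_n=\Sigma-Y_n$, so that $\|\iota y\|^p=\mathbb E\Sigma^r$. Since $(u+v)^{r-1}\le2^r(u^{r-1}+v^{r-1})$ for $u,v\ge0$, since $Y_n$ and $\Sigma_n$ are independent, and since $\mathbb E\Sigma_n^{r-1}\le(\mathbb E\Sigma^r)^{(r-1)/r}$,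
\[
\mathbb E\Sigma^r=\sum_n\mathbb E[Y_n\Sigma^{r-1}]\le2^r\Big(\sum_n\mathbb EY_n^r+(\mathbb E\Sigma^r)^{(r-1)/r}\sum_n\mathbb EY_n\Big).
\]
Depending on which term on the right is larger, $\mathbb E\Sigma^r\le2^{r+1}\sum\mathbb EY_n^r$ or $\mathbb E\Sigma^r\le2^{r(r+1)}(\sum\mathbb EY_n)^r$. Now $(\sum\mathbb EY_n)^r=(t^2\sum w_n|y_n|^2)^{p/2}\le\|y\|_*^p$. Also $\mathbb EY_n^r=|y_n|^p$ for $n\in I'$ and $\mathbb EY_n^r=(t^2w_n|y_n|^2)^r$ otherwise, so $\sum\mathbb EY_n^r\le2\|y\|_*^p$. Thus $\|\iota\|^p\le2^{r(r+1)+1}$.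

\emph{The map $\varrho$.} Let $y=\varrho(G)$. For $n\in I'$, H\"older's inequality gives $|y_n|=|\mathbb E1_{A_n}G_n|/(c_n\alpha_n)\le\alpha_n^{-1/p}c_n^{-1}(\mathbb E|G_n|^p)^{1/p}=(\mathbb E|G_n|^p)^{1/p}$. For $n\notin I'$, $|y_n|\le c_n^{-1}\mathbb E|G_n|\le(\mathbb E|G_n|^p)^{1/p}$. As $p\ge2$, $\sum|y_n|^p\le\mathbb E\sum|G_n|^p\le\mathbb E|G|^p$. By Cauchy--Schwarz $t^2w_n|y_n|^2=|\mathbb Es_nG_n|^2/\mathbb Es_n^2\le\mathbb E|G_n|^2$, so $t^2\sum w_n|y_n|^2\le\mathbb E|G|^2\le(\mathbb E|G|^p)^{2/p}$. Thus $\|\varrho\|\le1$.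
\end{proof}

\subsection{The block-diagonal case}\label{sub:toy}

A \emph{model} is a space $X=(\oplus_{n\in\mathbb N}H_n)_p$ with finite-dimensional Hilbert spaces $H_n$, together with $\eta=\oplus\eta_n$, where $\eta_n:C(M)\to B(H_n)$ are unital $*$-homomorphisms. Then $X$ is a $p$-space and $\|\eta(f)\|\le\|f\|$. A \emph{diagonal operator} is one of the form $\oplus g_n$ with $g_n\in B(H_n)$, $\sup\|g_n\|<\infty$; bounded scalar functions and the $\eta(f)$ are diagonal, and scalar functions commute with all diagonal operators.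

Consider the simplest corner: $E=\oplus E_n$ diagonal, $E_n^2=E_n$, and $\epsilon_n(f)=\|[E_n,\eta_n(f)]\|\to0$ for each $f$. Cut $\mathbb N$ into consecutive finite intervals $I_1,I_2,\dots$, take the \emph{Hilbert} sum of the $H_n$ over each $I_k$, and let $Z_\infty$ be the $l^p$-sum over $k$. On $X$ and on $Z_\infty$ we have the triples $\Phi_0$ and $\Phi_\infty$ given by $\pi\circ\eta$ and $\pi(E)$. We claim that $\Phi_0\sim\Phi_\infty$: \emph{regrouping the blocks into Hilbert sums does not change the stable class}, although on $I_k$ the two norms may differ by the unbounded factor $|I_k|^{1/2-1/p}$.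

\emph{The chain.} Let $t_k=|I_k|^{1/p-1/2}$, so that $t_k\|y\|_2\le\|y\|_p\le\|y\|_2$ for $y$ supported in $I_k$. Rescaling the $k$th piece of $Z_\infty$ changes the triple by an isometry, so we norm it by $t_k\|y\|_2$. For $j\ge0$ let $Z_j$ be the $l^p$-sum over $k$ of the pieces normed by $\max(2^{-j}\|y\|_p,t_k\|y\|_2)$. Then $Z_0=X$, the norms of $Z_j$ and $Z_{j+1}$ differ by a factor at most $2$, and the $Z_j$ are uniformly complemented in $l^p$ by Lemma~\ref{lem:ros}. A diagonal operator has norm at most $\sup\|g_n\|$ on each $Z_j$ and is compact if $\|g_n\|\to0$. Let $h_k$ be the indicator of $I_1\cup\dots\cup I_k$, $h_0=0$, and let $\kappa_j$ be the largest $k\in\{0,\dots,j\}$ with $t_1,\dots,t_k\ge2^{-j}$. Then $\kappa_0=0$, $\kappa_j$ increases to $\infty$, and the norms of $Z_j$ and $Z_\infty$ coincide on vectors supported in $\operatorname{supp}h_{\kappa_j}$.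

\emph{The rotation.} The formal difference $\Phi_j-\Phi_\infty$ is represented by $E\oplus(1-E)$ on $V_j=Z_j\oplus Z_\infty$. If the two spaces were equal, (T2) would turn this idempotent into $1\oplus0$, which has no defect. We do so on those coordinates where the norms agree. For $t\in[0,1]$ let $s=\sin(\pi t/2)$, $c=\cos(\pi t/2)$ and
\begin{equation}\label{eq:PR}
\mathsf P=\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad\mathsf R(t)=\begin{pmatrix}s^2&sc\\sc&c^2\end{pmatrix}.
\end{equation}
The matrix $\mathsf R(t)$ is the projection onto the line through $(s,c)$; it moves from $1-\mathsf P$ to $\mathsf P$. For $h:\mathbb N\to[0,1]$ let $F(h)$ act on the $n$th coordinate $H_n\oplus H_n$ as $E_n\mathsf P+(1-E_n)\mathsf R(h(n))$, where $E_n$ means $E_n\oplus E_n$. Since $E_n$ commutes with scalar matrices, $F(h)^2=F(h)$. Where $h(n)=0$ it is $E_n\oplus(1-E_n)$, where $h(n)=1$ it is $1\oplus0$, and its commutator with $\eta(f)$ is $[E_n,\eta_n(f)](\mathsf P-\mathsf R(h(n)))$, which vanishes where $h(n)=1$. If $\operatorname{supp}h\subset\operatorname{supp}h_{\kappa_j}$,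 the off-diagonal entries vanish outside the set where the two norms agree, so they are bounded between $Z_j$ and $Z_\infty$ by the supremum of their blocks.

\emph{The swindle.} Let $F_{0,1}=F(0)$ and $F_{j,\sigma}=F((1-\sigma)h_{\kappa_{j-1}}+\sigma h_{\kappa_j})$ on $V_j$, and let $U_j$ be the identity on sequences (Figure~\ref{fig:stairs}). Condition (iii) of Lemma~\ref{lem:swindle} holds by construction, (i) holds because the entries of $\mathsf R$ are bounded by $1$ and Lipschitz, and (ii) holds because $[F_{j,\sigma},\eta(f)]$ is compact of norm at most $4\sup\{\epsilon_n(f):n\notin\operatorname{supp}h_{\kappa_{j-1}}\}\to0$. Hence $\Phi_0\oplus\Phi_\infty'\sim0$, where $\Phi_\infty'=(Z_\infty,\pi\circ\eta,1-\pi(E))$. Since $\Phi_\infty'\oplus\Phi_\infty\sim0$ by (T2) and (T1), we conclude $\Phi_0\sim\Phi_0\oplus\Phi_\infty'\oplus\Phi_\infty\sim\Phi_\infty$.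

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.9cm,y=0.7cm]
\fill[gray!25] (0,-1) rectangle (2,-0.45);
\fill[gray!75] (0,-2) rectangle (2,-1.45);
\fill[gray!25] (2,-2) rectangle (4.5,-1.45);
\fill[gray!75] (0,-3) rectangle (4.5,-2.45);
\fill[gray!25] (4.5,-3) rectangle (6.5,-2.45);
\draw (0,0) rectangle (9,0.55);
\draw (0,-1) rectangle (9,-0.45);
\draw (0,-2) rectangle (9,-1.45);
\draw (0,-3) rectangle (9,-2.45);
\node[left] at (0,0.27) {$Z_0\oplus Z_\infty$};
\node[left] at (0,-0.73) {$Z_1\oplus Z_\infty$};
\node[left] at (0,-1.73) {$Z_2\oplus Z_\infty$};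
\node[left] at (0,-2.73) {$Z_3\oplus Z_\infty$};
\draw[->] (0,-3.5) -- (9.3,-3.5) node[right] {$n$};
\end{tikzpicture}
\caption{The summands $Z_j\oplus Z_\infty$ of the swindle, drawn along the coordinate $n$. On white coordinates the idempotent acts as $E_n\oplus(1-E_n)$, on dark ones as $1\oplus0$, and on light ones it rotates from the former to the latter as $\sigma$ goes from $0$ to $1$. On gray coordinates of row $j$ the norms of $Z_j$ and $Z_\infty$ agree. Row $j$ at $\sigma=1$ coincides with row $j+1$ at $\sigma=0$.}\label{fig:stairs}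
\end{figure}

In general $E$ is not diagonal. Three things must then be supplied: a Hilbert norm for which $E$ is bounded at all; slowly varying cut-offs, which almost commute with $E$, in place of the indicators $h_k$; and a banded version of $E$ that acts on all $Z_j$ at once.

\section{Dilation to a model}\label{sec:dilation}

\subsection{Quasicentral cut-offs}

A projection $P_n$ need not almost commute with $T$, but an average of many widely spaced $P_n$ does.

\begin{lemma}\label{lem:cutoff}
Let finitely many operators $T$ be given, each on an $l^s$-sum of finite-dimensional spaces indexed by $\mathbb N$, where $1<s<\infty$ and the sum may depend on $T$. Given $\epsilon>0$ and $N$, there is a finitely supported $h:\mathbb N\to[0,1]$ with $h=1$ on $[1,N]$ and $\|[h,T]\|\le\epsilon$ for all the given $T$.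
\end{lemma}

\begin{proof}
Fix $m$ and $\delta>0$. As $P_nT$ and $TP_n$ have finite rank, \eqref{eq:tails} lets us choose $N<n_0<n_1<\dots<n_{m+1}$ such that, with $\Pi_i=P_{n_i}$, $\|\Pi_iT(1-\Pi_{i+1})\|\le\delta$ and $\|(1-\Pi_{i+1})T\Pi_i\|\le\delta$ for all given $T$. Let $\Delta_i=\Pi_i-\Pi_{i-1}$ and $h=\frac1m\sum_{i=1}^m\Pi_i$. We have $[\Pi_i,T]=\Pi_iT(1-\Pi_i)-(1-\Pi_i)T\Pi_i$ and
\begin{align*}
\Pi_iT(1-\Pi_i)&=\Delta_iT\Delta_{i+1}+\Pi_{i-1}T(1-\Pi_i)+\Delta_i\Pi_iT(1-\Pi_{i+1}),\\
(1-\Pi_i)T\Pi_i&=\Delta_{i+1}T\Delta_i+(1-\Pi_i)T\Pi_{i-1}+(1-\Pi_{i+1})T\Pi_i\Delta_i,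
\end{align*}
where the last two terms in each line have norm at most $\delta$. The $\Delta_i$ project onto disjoint sets of coordinates, so $\|\sum_i\Delta_iT\Delta_{i+1}x\|^s\le\|T\|^s\sum_i\|\Delta_{i+1}x\|^s\le\|T\|^s\|x\|^s$, and the same holds for $\sum_i\Delta_{i+1}T\Delta_i$. Hence $\|[h,T]\|\le2\|T\|/m+4\delta$.
\end{proof}

A \emph{standard partition} is given by finitely supported functions $h_k:\mathbb N\to[0,1]$, $k\ge1$, with $h_k=1$ on $[1,k]$ and $h_{k+1}=1$ on $\operatorname{supp}h_k$. Put $h_k=0$ for $k\le0$ and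
\[
\chi_k=h_k-h_{k-1},\qquad\widetilde\chi_k=\chi_{k-1}+\chi_k+\chi_{k+1}=h_{k+1}-h_{k-2}.
\]
The $h_k$ increase to $1$ pointwise, so $\chi_k\ge0$, $\sum_k\chi_k=1$ and $0\le\widetilde\chi_k\le1$. The function $\chi_k$ is supported in $\operatorname{supp}h_k$ and vanishes where $h_{k-1}=1$, in particular on $[1,k-1]$ and on $\operatorname{supp}h_{k-2}$. Therefore
\begin{equation}\label{eq:overlap}
\chi_k\chi_l=0\ (|k-l|\ge2),\quad\chi_k\widetilde\chi_l=0\ (|k-l|\ge3),\quad\widetilde\chi_k\widetilde\chi_l=0\ (|k-l|\ge4),\quad\widetilde\chi_k\chi_k=\chi_k,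
\end{equation}
the last because $\chi_k=\sum_l\chi_l\chi_k$. At each $n$ at most two of the $\chi_k(n)$ are nonzero, so $2^{1-s}\le\sum_k\chi_k(n)^s\le1$ for $s\ge1$. By Lemma~\ref{lem:cutoff} the $h_k$ can be chosen inductively so that $h_k$ equals $1$ on a prescribed initial segment and has prescribed small commutators with finitely many prescribed operators.

\subsection{The dilation}

If $\sum_ib_i^2=1$ with $b_i$ supported near $\xi_i\in M$, then $f\approx\sum_ib_if(\xi_i)b_i$. On the operator side this is a factorization through tuples: $x\mapsto(B_ix)_i\mapsto(f(\xi_i)B_ix)_i\mapsto\sum_iB_if(\xi_i)B_ix$, with $B_i$ a lift of $\phi(b_i)$. The number of $b_i$ grows as the partition gets finer, so the norm on tuples must be chosen to give bounds independent of it. All we know is that the signed sums $\sum\varepsilon_i\phi(b_i)$ are bounded, and this controls precisely the square function: by \eqref{eq:square}, for $B_1,\dots,B_m\in B(l^p)$ and $x,y_1,\dots,y_m\in l^p$,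
\begin{align}
\Big\|\Big(\sum_i|B_ix|^2\Big)^{1/2}\Big\|_p&\le\max_\varepsilon\Big\|\sum_i\varepsilon_iB_ix\Big\|,\label{eq:col}\\
\Big\|\sum_iB_iy_i\Big\|&\le K_p\max_\varepsilon\Big\|\sum_i\varepsilon_iB_i\Big\|\cdot\Big\|\Big(\sum_i|y_i|^2\Big)^{1/2}\Big\|_p,\label{eq:row}
\end{align}
the second because $\sum_iB_iy_i=\mathbb E\big[(\sum_i\varepsilon_iB_i)(\sum_l\varepsilon_ly_l)\big]$. This is why models have Hilbert blocks. A finer partition is used further out in $l^p$, and the pieces are glued by a standard partition.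

\begin{proposition}\label{prop:dilation}
Let $\phi:C(M)\to Q(l^p)$ be a bounded unital homomorphism. There are a model $(X,\eta)$ and classes $a\in Q(l^p,X)$, $b\in Q(X,l^p)$ with $ba=1$, $a\phi(f)=\theta(f)a$, $\phi(f)b=b\theta(f)$, where $\theta=\pi\circ\eta$. Hence $e=ab$ is an idempotent commuting with $\theta(C(M))$, and $\phi\approx(X,\theta,e)$ via $a,b$. The model can be chosen so that, for each $\xi$ in a dense subset of $M$, infinitely many blocks are $H_n=\mathbb C$ with $\eta_n(f)=f(\xi)$.
\end{proposition}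

\begin{proof}
\emph{Partitions of $M$.} Let $C=\|\phi\|$ and $m=2^d$. Let $d_1,d_2,\dots$ be dense in $C(M)$, let $\omega_l$ be the modulus of continuity of $d_l$, and let $T_l$ lift $\phi(d_l)$. The tent functions centered at the points of a grid in $\mathbb R$ sum to $1$, with at most two nonzero at each point. Taking products of $d$ of them on a fine grid, restricting to $M$, discarding those that vanish on $M$ and taking square roots, we obtain for each $k$ continuous functions $b_{k,i}\ge0$, $i\le n_k$, with $\sum_ib_{k,i}^2=1$, at most $m$ nonzero at each point, with supports of diameter less than $1/k$, and points $\xi_{k,i}\in M$ with $b_{k,i}(\xi_{k,i})\ne0$. By Cauchy--Schwarz $\sum_ib_{k,i}\le\sqrt m$, so for all signs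
\[
\Big\|\sum_i\varepsilon_ib_{k,i}\Big\|\le\sqrt m,\qquad\Big\|\sum_i\varepsilon_ib_{k,i}\big(d_l-d_l(\xi_{k,i})\big)\Big\|\le\sqrt m\,\omega_l(1/k).
\]

\emph{Choices.} Let $B_{k,i}$ lift $\phi(b_{k,i})$, let $c_k=\sum_i\|B_{k,i}\|$, and let $\delta_{k,l}=C\sqrt m\,\omega_l(1/k)+2^{-k}$, which tends to $0$ as $k\to\infty$. The operators $\sum_i\varepsilon_i(B_{k,i}T_l-d_l(\xi_{k,i})B_{k,i})$ and $\sum_i\varepsilon_i(T_lB_{k,i}-d_l(\xi_{k,i})B_{k,i})$ both lift $\phi(\sum_i\varepsilon_ib_{k,i}(d_l-d_l(\xi_{k,i})))$, and $\sum_iB_{k,i}^2-1$ is compact. By \eqref{eq:tails} there is $N_k$ such that, with $P^\perp=1-P_{N_k}$, for all signs and all $l\le k$,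
\begin{gather}
\Big\|\sum_i\varepsilon_iB_{k,i}P^\perp\Big\|,\ \Big\|P^\perp\sum_i\varepsilon_iB_{k,i}\Big\|\le C\sqrt m+1,\qquad\Big\|\Big(\sum_iB_{k,i}^2-1\Big)P^\perp\Big\|\le2^{-k},\label{eq:N1}\\
\Big\|\sum_i\varepsilon_i\big(B_{k,i}T_l-d_l(\xi_{k,i})B_{k,i}\big)P^\perp\Big\|,\ \Big\|P^\perp\sum_i\varepsilon_i\big(T_lB_{k,i}-d_l(\xi_{k,i})B_{k,i}\big)\Big\|\le\delta_{k,l}.\label{eq:N2}
\end{gather}
Choose a standard partition with $h_k=1$ on $[1,N_{k+2}]$ and $\|[h_k,T_l]\|\le2^{-k}/(1+\max_{i\le k+2}c_i)$ for $l\le k$. For $k\ge3$, $\chi_k$ and $\widetilde\chi_k$ vanish where $h_{k-2}=1$, hence on $[1,N_k]$; so $\chi_k=(1-P_{N_k})\chi_k$ and $\widetilde\chi_k=\widetilde\chi_k(1-P_{N_k})$. Finally choose $N_k'$ with $\|(1-P_{N_k'})B_{k,i}\chi_k\|\le2^{-k}/(1+c_k)$ for all $i\le n_k$.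

\emph{The model.} Let $X_k$ be the space of tuples $y=(y_i)_{i\le n_k}$, $y_i\in P_{N_k'}l^p$, with norm $\|(\sum_i|y_i|^2)^{1/2}\|_p$; it is the $l^p$-sum of $N_k'$ copies of $l_2^{n_k}$. Let $\eta_k(f)(y_i)_i=(f(\xi_{k,i})y_i)_i$, $X=(\oplus_kX_k)_p$, $\eta=\oplus_k\eta_k$. This is a model. Define $J_kx=(P_{N_k'}B_{k,i}x)_i$ and $R_ky=\sum_iB_{k,i}y_i$, both of norm at most $c_k$, and
\[
Jx=(J_k\chi_kx)_k,\qquad R(y^k)_k=\sum_k\widetilde\chi_kR_ky^k .
\]
Two gluing rules will be used. (G1) If $D_k:l^p\to X_k$ and $\|D_k\chi_kx\|\le\delta_k\|\chi_kx\|$, then $x\mapsto(D_k\chi_kx)_k$ has norm at most $\sup\delta_k$, because $\sum_k\|\chi_kx\|^p\le\|x\|^p$. (G2) If $D_k:X_k\to l^p$ and $\|\widetilde\chi_kD_k\|\le\delta_k$, then $(y^k)\mapsto\sum_k\widetilde\chi_kD_ky^k$ has norm at most $4\sup\delta_k$, because in each residue class of $k$ modulo $4$ the terms have disjoint supports. In both cases the operator is compact if $\delta_k\to0$, since the $X_k$ are finite-dimensional and the tails are small.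

\emph{Boundedness.} For $k\ge3$, \eqref{eq:col} and \eqref{eq:N1} give $\|J_k\chi_kx\|\le(C\sqrt m+1)\|\chi_kx\|$, and \eqref{eq:row}, applied to the operators $\widetilde\chi_kB_{k,i}$, gives $\|\widetilde\chi_kR_k\|\le K_p(C\sqrt m+1)$. By (G1) and (G2), $J$ and $R$ are bounded.

\emph{$RJ\equiv1$.} Since $1=\sum_k\widetilde\chi_k\chi_k$,
\[
RJ-1=\sum_k\Big[\widetilde\chi_k\Big(\sum_iB_{k,i}^2-1\Big)\chi_k-\widetilde\chi_k\sum_iB_{k,i}(1-P_{N_k'})B_{k,i}\chi_k\Big].
\]
The $k$th term has finite rank, and for $k\ge3$ its norm is at most $2^{-k}+c_k2^{-k}/(1+c_k)$.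

\emph{$JT_l\equiv\eta(d_l)J$.} The $k$th component of $(JT_l-\eta(d_l)J)x$ is
\[
J_k[\chi_k,T_l]x+\big(J_kT_l-\eta_k(d_l)J_k\big)\chi_kx .
\]
The operators $J_k[\chi_k,T_l]$ have finite rank and, for $k>l$, norm at most $c_k(\|[h_k,T_l]\|+\|[h_{k-1},T_l]\|)\le3\cdot2^{-k}$; they add up to a compact operator. The second term is the tuple $(P_{N_k'}(B_{k,i}T_l-d_l(\xi_{k,i})B_{k,i})\chi_kx)_i$. For $k\ge\max(3,l)$ its norm is at most $\delta_{k,l}\|\chi_kx\|$ by \eqref{eq:col} and \eqref{eq:N2}, so (G1) gives a compact operator.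

\emph{$T_lR\equiv R\eta(d_l)$.} The difference maps $(y^k)$ to
\[
\sum_k[T_l,\widetilde\chi_k]R_ky^k+\sum_k\widetilde\chi_k\big(T_lR_k-R_k\eta_k(d_l)\big)y^k .
\]
In the first sum the terms have finite rank and, for $k\ge l+2$, norm at most $c_k(\|[h_{k+1},T_l]\|+\|[h_{k-2},T_l]\|)\le5\cdot2^{-k}$. In the second, $\widetilde\chi_k(T_lR_k-R_k\eta_k(d_l))y=\sum_i\widetilde\chi_k(T_lB_{k,i}-d_l(\xi_{k,i})B_{k,i})y_i$ has norm at most $K_p\delta_{k,l}\|y\|$ for $k\ge\max(3,l)$ by \eqref{eq:row} and \eqref{eq:N2}, so (G2) gives a compact operator.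

\emph{Conclusion.} Put $a=\pi(J)$, $b=\pi(R)$. The intertwining relations hold on the dense set $\{d_l\}$ and are continuous in $f$. Then $e^2=a(ba)b=e$ and $\theta(f)e=a\phi(f)b=e\theta(f)$. To obtain the last assertion, add to $X$ one-dimensional blocks with $\eta_n(f)=f(\xi_n)$, where $(\xi_n)$ takes each value of a countable dense subset of $M$ infinitely often, and extend $J$ and $R$ by $0$.
\end{proof}

\section{The Hilbert companion}\label{sec:weights}

\subsection{Weights}

Since $p>2$, H\"older's inequality embeds a model $X$ into the weighted Hilbert space of any positive weight $w\in l^{r'}$, where $r=p/2$ and $1/r+1/r'=1$. We need a weight for which given operators stay bounded. A separation argument shows that for each weight $g$ on the target there is a weight $G$ on the source that works; an iteration then makes the two weights equal.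

\begin{lemma}\label{lem:weights}
Let $X=(\oplus H_n)_p$ with Hilbert spaces $H_n$ and let $T_1,T_2,\ldots\in B(X)$. There is $w=(w_n)$ with all $w_n>0$, $\|w\|_{r'}\le2$, and
\[
\sum_nw_n|(T_\nu x)_n|^2\le2^{\nu+1}K_p^2\|T_\nu\|^2\sum_nw_n|x_n|^2\qquad(x\in X,\ \nu\ge1).
\]
\end{lemma}

\begin{proof}
By scaling we may assume $\|T_\nu\|\le1$ and omit the factor $\|T_\nu\|^2$. Let $\|T\|\le1$. Applying \eqref{eq:square} to the vectors $Tx^i$, then $\|T\|\le1$, then \eqref{eq:square} to the $x^i$, and squaring, we get
\begin{equation}\label{eq:MZ}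
\Big\|\sum_i|Tx^i|^2\Big\|_r\le K_p^2\Big\|\sum_i|x^i|^2\Big\|_r .
\end{equation}
Let $\mathcal B=\{G\in l^{r'}:G\ge0,\ \|G\|_{r'}\le1\}$. It is convex and, since $1<r'<\infty$, weakly compact. Write $\langle G,u\rangle=\sum G_nu_n$. Fix $g\in\mathcal B$. To a finite family $(x^i)$ in $X$ associate the weakly continuous affine function
\[
\Lambda(G)=K_p^2\Big\langle G,\sum_i|x^i|^2\Big\rangle-\Big\langle g,\sum_i|Tx^i|^2\Big\rangle
\]
on $\mathcal B$. These functions form a convex cone (unite families; multiply vectors by $\sqrt\lambda$), and by duality and \eqref{eq:MZ} $\max_{\mathcal B}\Lambda\ge K_p^2\|\sum_i|x^i|^2\|_r-\|\sum_i|Tx^i|^2\|_r\ge0$. We claim that some $G\in\mathcal B$ satisfies $\Lambda(G)\ge0$ for all $\Lambda$. By compactness it suffices to treat finitely many $\Lambda_1,\dots,\Lambda_m$. If no $G$ works for these, the compact convex set $\{(\Lambda_i(G))_i:G\in\mathcal B\}$ is disjoint from $[0,\infty)^m$, and there is $\lambda\in\mathbb R^m$ whose maximum on the first set is less than its infimum on the second.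 The infimum is finite, so $\lambda\ge0$ and the infimum is $0$. Then $\sum\lambda_i\Lambda_i$ belongs to the cone and has negative maximum, a contradiction.

Thus for each $\nu$ and $g\in\mathcal B$ there is $G_\nu(g)\in\mathcal B$ with $\langle g,|T_\nu x|^2\rangle\le K_p^2\langle G_\nu(g),|x|^2\rangle$ for all $x$. Put $\Gamma(g)=\sum_\nu2^{-\nu}G_\nu(g)\in\mathcal B$, so that $G_\nu(g)\le2^\nu\Gamma(g)$. Take $g_0\in\mathcal B$ with all entries positive and $w=\sum_{i\ge0}2^{-i}\Gamma^i(g_0)$. Then $w\ge g_0$, $\|w\|_{r'}\le2$, and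
\[
\langle w,|T_\nu x|^2\rangle\le2^\nu K_p^2\sum_{i\ge0}2^{-i}\langle\Gamma^{i+1}(g_0),|x|^2\rangle\le2^{\nu+1}K_p^2\langle w,|x|^2\rangle.\qedhere
\]
\end{proof}

\subsection{The index does not see the change of space}

An operator that is Fredholm on two nested spaces can acquire new kernel on the larger one. This does not happen if one parametrix serves both spaces.

\begin{lemma}\label{lem:index}
Let $Y_1\subset Y_2$ be reflexive Banach spaces with continuous dense inclusion. Let $T,S\in B(Y_2)$ restrict to bounded operators on $Y_1$, with $1-ST$ and $1-TS$ compact on both spaces. Then $T$ has the same index on $Y_1$ and on $Y_2$.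
\end{lemma}

\begin{proof}
Let $R=1-ST$. The nonzero spectrum of a compact operator is discrete, so there is a small circle around $1$ whose closed disk contains no point of either spectrum of $R$ except possibly $1$. Let $\Pi_i=\frac1{2\pi i}\oint(\mu-R)^{-1}d\mu$ be the Riesz projection on $Y_i$; it has finite rank and its range contains $\ker(1-R)$. For $\mu$ on the circle and $y\in Y_1$, the solution of $(\mu-R)x=y$ in $Y_1$ is also the unique solution in $Y_2$, so $\Pi_2|_{Y_1}=\Pi_1$. The subspace $\Pi_2(Y_1)$ is dense in the finite-dimensional space $\Pi_2(Y_2)$, hence equal to it, so $\Pi_2(Y_2)=\Pi_1(Y_1)\subset Y_1$. As $\ker T\subset\ker(1-R)\subset\Pi_2(Y_2)$ on $Y_2$, the kernels of $T$ on $Y_1$ and $Y_2$ coincide.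

The restriction map $Y_2^*\to Y_1^*$ is continuous, injective by density, and has dense range: a functional on $Y_1^*$ is an element of $Y_1$ by reflexivity, and it is $0$ if $Y_2^*$ annihilates it. The argument above applies to $T^t,S^t$ on $Y_2^*\subset Y_1^*$, since $1-S^tT^t=(1-TS)^t$ is compact on both. So $\dim\ker T^t$ is also the same.
\end{proof}

\subsection{Applying BDF}

Fix $\phi$ and let $(X,\eta)$, $\theta$, $a$, $b$, $e$ be as in Proposition~\ref{prop:dilation}. Let $E\in B(X)$ lift $e$, so that $E^2-E$ and all $[E,\eta(f)]$ are compact. For positive weights $w$ put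
\[
\|x\|_w=\Big(\sum_nw_n|x_n|^2\Big)^{1/2},\qquad\mathcal H=\Big\{x\in\prod H_n:\|x\|_w<\infty\Big\}.
\]
The weight is a scalar on each block, so $\eta$ is a $*$-representation on the Hilbert space $\mathcal H$ for every $w$. Boundedness of $E$ on $\mathcal H$ is not enough; its defects must stay compact. We obtain this by feeding the small tails of the defects into Lemma~\ref{lem:weights}.

\begin{lemma}\label{lem:H1}
There are weights $w_n>0$ such that $\|x\|_w\le\sqrt2\|x\|_p$, so that $X\subset\mathcal H$ continuously and densely, $E$ extends to a bounded operator on $\mathcal H$, and $E^2-E$ and all $[E,\eta(f)]$ are compact on $\mathcal H$.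
\end{lemma}

\begin{proof}
Let $(d_l)$ be dense in $C(M)$. Choose a sequence $S_2,S_3,\dots$ in which each of the operators $E^2-E$, $[E,\eta(d_l)]$ occurs infinitely often and nothing else occurs. Put $T_1=E$ and $T_\nu=S_\nu(1-P_{n_\nu})$ with $n_\nu$ so large that $\|T_\nu\|\le4^{-\nu}$. Take $w$ from Lemma~\ref{lem:weights}. Then $\|x\|_w^2\le\|w\|_{r'}\|x\|_p^2\le2\|x\|_p^2$, finitely supported vectors are dense in $\mathcal H$, and $E$ extends. Each $S$ in the list extends too, $SP_n$ has finite rank, and $\|S-SP_{n_\nu}\|_{B(\mathcal H)}\le2^{(\nu+1)/2}K_p4^{-\nu}\to0$ along the $\nu$ with $S_\nu=S$. So $S$ is compact on $\mathcal H$. Since $\|\eta(f)\|_{B(\mathcal H)}\le\|f\|$, compactness of $[E,\eta(f)]$ passes from the $d_l$ to all $f$.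
\end{proof}

Fix such $w$. The next proposition says that on $\mathcal H$ the corner cut out by $E$ is absorbed by $\eta$.

\begin{proposition}\label{prop:H2}
Assume (a) or (b) of Proposition~\ref{prop:Z}. There are $A_1,A_2,A_1',A_2'\in B(\mathcal H)$ such that the row $A=(A_1,A_2):\mathcal H\oplus\mathcal H\to\mathcal H$ and the column $A':\mathcal H\to\mathcal H\oplus\mathcal H$ with entries $A_1',A_2'$ satisfy
\begin{equation}\label{eq:A}
AA'\equiv1,\qquad A'A\equiv E\oplus1,\qquad A(\eta(f)\oplus\eta(f))\equiv\eta(f)A\quad(f\in C(M)).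
\end{equation}
\end{proposition}

\begin{proof}
Let $\theta_w=\pi\circ\eta:C(M)\to Q(\mathcal H)$ and $e_w=\pi(E)\in Q(\mathcal H)$. BDF concerns $*$-homomorphisms, so we first replace the idempotent by a self-adjoint one.

\emph{Step 1: a similar projection.} The commutant $\mathfrak D$ of the self-adjoint set $\theta_w(C(M))$ in $Q(\mathcal H)$ is a $C^*$-algebra containing $e_w$. In this step write $e$ for $e_w$. Let $\zeta=1+(e-e^*)^*(e-e^*)=1-e-e^*+e^*e+ee^*$, a positive invertible element of $\mathfrak D$. Multiplying out gives $e\zeta=ee^*e=\zeta e$, so $\zeta$ commutes with $e$ and, taking adjoints, with $e^*$. Then $g=ee^*\zeta^{-1}\in\mathfrak D$ is self-adjoint, $g^2=(ee^*e)e^*\zeta^{-2}=g$, $eg=g$, and $ge=ee^*e\zeta^{-1}=e$. Hence $(e-g)^2=e-g-e+g=0$, so $u=1+(e-g)\in\mathfrak D$ is invertible, and $gu=e=ue$, that is, $ue_wu^{-1}=g$. Let $G_0$ be a self-adjoint lift of $g$. As $G_0^2-G_0$ is compact, the spectrum of $G_0$ omits some $t\in(0,1)$, and the spectral projection $G$ of $G_0$ for $(t,\infty)$ is a continuous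 function of $G_0$ with $\pi(G)=g$. Since $[G,\eta(f)]$ is compact, $\phi_g(f)=\pi(G\eta(f)|_{G\mathcal H})$ is a unital $*$-homomorphism into $Q(G\mathcal H)$.

\emph{Step 2: there is a unitary $v\in Q(G\mathcal H\oplus\mathcal H,\mathcal H)$ with $v(\phi_g(f)\oplus\theta_w(f))v^{-1}=\theta_w(f)$.} If $\eta(f)$ is compact, then $f(\xi)=0$ for all $\xi$ in a dense set, because $f(\xi)$ is an eigenvalue of infinite multiplicity on the one-dimensional blocks. So $\theta_w$ and $\phi_g\oplus\theta_w$ are unital $*$-monomorphisms on separable infinite-dimensional Hilbert spaces. In case (b) the existence of $v$ is the hypothesis.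

In case (a) let $\lambda\notin M$ and
\[
T_\lambda=E\eta(z-\lambda)+1-E,\qquad S_\lambda=E\eta((z-\lambda)^{-1})+1-E .
\]
They are bounded on $X$ and on $\mathcal H$. On both spaces $E^2\equiv E$ and $E$ commutes with $\eta$ modulo compacts, so $T_\lambda S_\lambda\equiv E+(1-E)=1$ and $S_\lambda T_\lambda\equiv1$. On $X$ we have $a\phi(z-\lambda)b+1-e=\theta(z-\lambda)e+1-e=\pi(T_\lambda)$, so $\operatorname{ind}T_\lambda=\operatorname{ind}(\phi(z)-\lambda)=0$ by (T5). By Lemma~\ref{lem:index}, $\operatorname{ind}T_\lambda=0$ on $\mathcal H$. Conjugation by $u$ turns $\pi(T_\lambda)$ into $g\theta_w(z-\lambda)+1-g$, which is the class of $G\eta(z-\lambda)|_{G\mathcal H}\oplus1_{(1-G)\mathcal H}$. Thus $\operatorname{ind}(\phi_g(z)-\lambda)=0$. The operators $T^{(1)}=G\eta(z)|_{G\mathcal H}\oplus\eta(z)$ and $T^{(2)}=\eta(z)$ lift the images of $z$ under the two monomorphisms, so they are essentially normal with essential spectrum $M$; and $\operatorname{ind}(T^{(i)}-\lambda)=0$ for $\lambda\notin M$, since $\eta(z)-\lambda$ is invertible.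 By (BDF1) there is a unitary $V$ with $VT^{(1)}V^*\equiv T^{(2)}$. Conjugation by $v=\pi(V)$ is $*$-preserving, so the required identity holds for polynomials in $z,\bar z$, and by the Stone--Weierstrass theorem for all $f$.

\emph{Step 3.} Let $\hat g\in Q(\mathcal H,G\mathcal H)$ be the class of $G$ and $\iota\in Q(G\mathcal H,\mathcal H)$ the class of the inclusion. Then $\hat g\iota=1$, $\iota\hat g=g$, and $\phi_g(f)\hat g=\hat g\theta_w(f)$ because $G\eta(f)(1-G)$ is compact. Let $A$ and $A'$ lift $\alpha=v(\hat gu\oplus1)$ and $\alpha'=(u^{-1}\iota\oplus1)v^{-1}$. Then $\alpha\alpha'=v(\hat g\iota\oplus1)v^{-1}=1$, $\alpha'\alpha=u^{-1}gu\oplus1=e_w\oplus1$, and, as $u$ commutes with $\theta_w(f)$, $\alpha(\theta_w(f)\oplus\theta_w(f))=v(\phi_g(f)\oplus\theta_w(f))(\hat gu\oplus1)=\theta_w(f)\alpha$.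
\end{proof}

\section{The spaces $Z_j$ and banded operators}\label{sec:spaces}

The relations \eqref{eq:A} live on $\mathcal H$, which is not a $p$-space, and $A,A'$ have no reason to act on $X$. But an operator that almost commutes with a standard partition is, modulo compacts, a banded sum of finite-dimensional pieces, and such a sum acts equally well when the pieces of $\mathcal H$ are summed in the $l^p$-sense.

\subsection{The spaces}

Let finite-dimensional Hilbert spaces $H_n$, weights $w_n>0$ and a standard partition be given; $X$ and $\mathcal H$ are defined from them as before, and $c_{00}$ is the space of finitely supported vectors in $\prod H_n$. Let $j$ range over $\{0,1,2,\dots\}\cup\{\infty\}$. For $x,y\in\prod H_n$ put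
\[
\|y\|_{(j)}=\max\big(2^{1-j}\|y\|_p,\|y\|_w\big)\ (j<\infty),\qquad\|y\|_{(\infty)}=\|y\|_w,\qquad|x|_j=\Big(\sum_k\|\chi_kx\|_{(j)}^p\Big)^{1/p},
\]
and $Z_j=\{x\in\prod H_n:|x|_j<\infty\}$.

\begin{lemma}\label{lem:Z}
\begin{enumerate}
\item[(Z1)] The $Z_j$ are Banach spaces, uniformly complemented in $l^p$, and $c_{00}$ is dense in each.
\item[(Z2)] $|x|_{j+1}\le|x|_j\le2|x|_{j+1}$ for $j<\infty$.
\item[(Z3)] A diagonal operator $\oplus g_n$ has norm at most $\sup\|g_n\|$ on $Z_j$.
\item[(Z4)] If $\|\cdot\|_w\le2\|\cdot\|_p$, then $Z_0=X$ with equivalent norms.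
\end{enumerate}
\end{lemma}

\begin{proof}
(Z2) holds for $\|\cdot\|_{(j)}$, hence for $|\cdot|_j$. (Z3) holds for $\|\cdot\|_{(j)}$, and diagonal operators commute with $\chi_k$. In (Z4), $\|\cdot\|_{(0)}=2\|\cdot\|_p$, so $|x|_0^p=2^p\sum_n|x_n|^p\sum_k\chi_k(n)^p$ lies between $2\|x\|_p^p$ and $2^p\|x\|_p^p$.

(Z1) Let $Y_{k,j}$ be the space of vectors supported in $\operatorname{supp}\chi_k$ with the norm $\|\cdot\|_{(j)}$. For $j<\infty$ this norm is $2^{1-j}$ times the norm of Lemma~\ref{lem:ros} with $t=2^{j-1}$, and for $j=\infty$ it is a Hilbert norm. So the $Y_{k,j}$, and with them the sums $(\oplus_kY_{k,j})_p$, are uniformly complemented in $l^p$. The map $x\mapsto(\chi_kx)_k$ embeds $Z_j$ isometrically in $(\oplus_kY_{k,j})_p$. The coordinatewise finite sum $(y^k)\mapsto\sum_ky^k$ is a left inverse; since $\chi_l\sum_ky^k=\sum_{|k-l|\le1}\chi_ly^k$, the triangle inequality in $l^p$ shows that it has norm at most $3$. Thus $Z_j$ is isometric to the range of a projection of norm at most $3$. Finally $\chi_k(1-h_K)=0$ for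 $k<K$, so $|x-h_Kx|_j^p\le\sum_{k\ge K}\|\chi_kx\|_{(j)}^p\to0$.
\end{proof}

\begin{lemma}[banded sums]\label{lem:band}
Let $W_l:c_{00}\to c_{00}$ be linear maps with $W_l=W_l\widetilde\chi_l$, with $\chi_mW_l=0$ for $|m-l|>L$, and with $\|W_ly\|_{(j)}\le\delta_l\|y\|_{(j)}$ for $y\in c_{00}$. Then $W=\sum_lW_l$ extends to an operator on $Z_j$ of norm at most $3(2L+1)\sup_l\delta_l$, which is compact if $\delta_l\to0$.
\end{lemma}

\begin{proof}
For $x\in c_{00}$ the sum is finite, and $\|\chi_mWx\|_{(j)}\le\sup\delta_l\sum_{|l-m|\le L}\|\widetilde\chi_lx\|_{(j)}$, while $\|\widetilde\chi_lx\|_{(j)}\le\sum_{|k-l|\le1}\|\chi_kx\|_{(j)}$. The triangle inequality in $l^p$, used twice, gives the bound. Each $W_l$ has finite rank, and the bound applied to the tails of the sum gives compactness.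
\end{proof}

Any map of the form $S\chi_lg$ with $g$ diagonal satisfies $W_l=W_l\widetilde\chi_l$, by \eqref{eq:overlap}.

\subsection{The operation $T\mapsto T^\flat$}

We work in either of two settings.
\begin{enumerate}
\item[(I)] $X\subset\mathcal H$ continuously; $\mathcal A$ is the algebra of $T\in B(X)$ that extend boundedly to $\mathcal H$, with $\|T\|_{\mathcal A}=\max(\|T\|_{B(X)},\|T\|_{B(\mathcal H)})$; the \emph{base spaces} are $X$ and $\mathcal H$; and $j$ is arbitrary.
\item[(II)] $\mathcal A=B(\mathcal H)$ with the operator norm; the base space is $\mathcal H$; and $j=\infty$.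
\end{enumerate}
In both settings $\mathcal A$ contains the diagonal operators, and $\|Ty\|_{(j)}\le\|T\|_{\mathcal A}\|y\|_{(j)}$ for $y$ in the smaller base space. Let $\mathcal A_0=\{T\in\mathcal A:\sum_k\|[T,\chi_k]\|_{\mathcal A}<\infty\}$. For $T\in\mathcal A$ define on $\prod H_n$
\[
T^\flat=\sum_k\widetilde\chi_kT\chi_k ,
\]
a sum that is finite in each coordinate and maps $c_{00}$ into $c_{00}$. The map $T\mapsto T^\flat$ is linear; the lemma says that it is multiplicative modulo compacts on $\mathcal A_0$.

\begin{lemma}\label{lem:flat}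
In either setting:
\begin{enumerate}
\item[(P0)] $|T^\flat x|_j\le5\|T\|_{\mathcal A}|x|_j$ for $T\in\mathcal A$.
\item[(P1)] If $T\in\mathcal A_0$, then $T^\flat$ is bounded and $T-T^\flat$ is compact on the base spaces.
\item[(P2)] If $T\in\mathcal A_0$ and $S\in\mathcal A$, then $T^\flat S^\flat-(TS)^\flat=\sum_l\rho_lS\chi_l$ on $c_{00}$, where $\rho_l\in\mathcal A$ depends only on $T$ and $l$, has finitely supported range, $\chi_m\rho_l=0$ for $|m-l|>4$, and $\|\rho_l\|_{\mathcal A}\to0$. Hence $T^\flat S^\flat\equiv(TS)^\flat$ on $Z_j$.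
\item[(P3)] If $T\in\mathcal A$ is compact on the base spaces, then $\|T\chi_k\|_{\mathcal A}\to0$ and $T^\flat$ is compact on $Z_j$.
\item[(P4)] If $g$ is diagonal, then $g^\flat=g$, $(gT)^\flat=gT^\flat$ and $(Tg)^\flat=T^\flat g$.
\end{enumerate}
\end{lemma}

\begin{proof}
(P0) By \eqref{eq:overlap}, $\chi_lT^\flat x=\sum_{|k-l|\le2}\chi_l\widetilde\chi_kT\chi_kx$, so $\|\chi_lT^\flat x\|_{(j)}\le\|T\|_{\mathcal A}\sum_{|k-l|\le2}\|\chi_kx\|_{(j)}$.

(P1) On $c_{00}$, $T=\sum_kT\chi_k$, and $(1-\widetilde\chi_k)\chi_k=0$; so $T-T^\flat=\sum_k(1-\widetilde\chi_k)T\chi_k=\sum_k(1-\widetilde\chi_k)[T,\chi_k]$, a series of finite-rank operators with summable norms. Each coordinate of $T^\flat x$ is continuous in $x$, so the identity extends to the base spaces.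

(P2) Let $\widehat\chi_l=\sum_{|k-l|\le2}\chi_k$; it equals $1$ on $\operatorname{supp}\widetilde\chi_l$, where all other $\chi_k$ vanish. Since $\widetilde\chi_kT\chi_k=\chi_kT+\widetilde\chi_k[T,\chi_k]$ and $\chi_k\widetilde\chi_l=0$ for $|k-l|>2$,
\[
T^\flat\widetilde\chi_l=\widehat\chi_lT\widetilde\chi_l+\sum_{|k-l|\le2}\widetilde\chi_k[T,\chi_k]\widetilde\chi_l=\widetilde\chi_lT+\rho_l,\qquad\rho_l=\widehat\chi_l[T,\widetilde\chi_l]+\sum_{|k-l|\le2}\widetilde\chi_k[T,\chi_k]\widetilde\chi_l .
\]
Here $\|\rho_l\|_{\mathcal A}\le2\sum_{|k-l|\le2}\|[T,\chi_k]\|_{\mathcal A}\to0$, and $\chi_m\rho_l=0$ for $|m-l|>4$ by \eqref{eq:overlap}. Then $T^\flat S^\flat-(TS)^\flat=\sum_l(T^\flat\widetilde\chi_l-\widetilde\chi_lT)S\chi_l=\sum_l\rho_lS\chi_l$; apply Lemma~\ref{lem:band} with $L=4$.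

(P3) As $\chi_k$ vanishes on $[1,k-1]$, $\|T\chi_k\|_{\mathcal A}\le\|T(1-P_{k-1})\|_{\mathcal A}\to0$ by \eqref{eq:tails}. Apply Lemma~\ref{lem:band} to $W_k=\widetilde\chi_kT\chi_k$ with $L=2$.

(P4) $g$ commutes with $\chi_k,\widetilde\chi_k$, and $\sum_k\widetilde\chi_k\chi_k=1$.
\end{proof}

\subsection{The triples $\Phi_j$}\label{sub:Phi}

Return to $\phi$, $(X,\eta)$, $E$, $w$ of Section~\ref{sec:weights}, assume (a) or (b), and let $A,A'$ be as in Proposition~\ref{prop:H2}. By Lemma~\ref{lem:cutoff} fix a standard partition with $\sum_k\|[h_k,T]\|<\infty$ for $T=E$ on $X$, $T=E$ on $\mathcal H$, and $T=A_1,A_2,A_1',A_2'$ on $\mathcal H$. As $\chi_k=h_k-h_{k-1}$, $E\in\mathcal A_0$ in both settings and $A_i,A_i'\in\mathcal A_0$ in setting (II). On every $Z_j$, by (P2)--(P4) and Lemma~\ref{lem:H1},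
\[
(E^\flat)^2-E^\flat=\big[(E^\flat)^2-(E^2)^\flat\big]+(E^2-E)^\flat\equiv0,\qquad[E^\flat,\eta(f)]=[E,\eta(f)]^\flat\equiv0 .
\]
So we have triples $\Phi_j=(Z_j,\pi\circ\eta,\pi(E^\flat))$. By (Z4) and (P1), $\Phi_0\approx(X,\theta,e)\approx\phi$.

\begin{proposition}\label{prop:infty}
$\Phi_\infty\sim0$.
\end{proposition}

\begin{proof}
Apply $\flat$ to the entries of \eqref{eq:A} in setting (II). On $Z_\infty$, (P2)--(P4) give $A_1^\flat A_1'^\flat+A_2^\flat A_2'^\flat\equiv(A_1A_1'+A_2A_2')^\flat\equiv1^\flat=1$; next $A_i'^\flat A_k^\flat\equiv(A_i'A_k)^\flat$, which is $\equiv E^\flat$ for $i=k=1$, $\equiv1$ for $i=k=2$, and $\equiv0$ for $i\ne k$; and $[A_i^\flat,\eta(f)]=[A_i,\eta(f)]^\flat\equiv0$. Let $\tau=(Z_\infty,\pi\circ\eta,1)$, a trivial triple. The classes of the row $(A_1^\flat,A_2^\flat)$ and of the column with entries $A_1'^\flat,A_2'^\flat$ give $\Phi_\infty\oplus\tau\approx\tau$.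
\end{proof}

\section{From $Z_\infty$ back to $X$}\label{sec:swindle}

We keep the data of Section~\ref{sub:Phi} and work in setting (I). We follow Section~\ref{sub:toy} with $E^\flat$ in place of the diagonal idempotent. Now $E^\flat$ is idempotent only modulo compacts and commutes with cut-offs only approximately, which produces two more defects to estimate.

\begin{proposition}\label{prop:chain}
$\Phi_0\sim\Phi_\infty$.
\end{proposition}

Together with $\phi\approx\Phi_0$ and Proposition~\ref{prop:infty}, this proves Proposition~\ref{prop:Z}, and with it Theorems~\ref{thm:main} and~\ref{thm:ext0}.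

\begin{proof}
\emph{Where the norms agree.} For $j<\infty$ let $\kappa_j$ be the largest $k\in\{1,\dots,j\}$ such that $2^{1-j}\|y\|_p\le\|y\|_w$ for all $y$ supported in $\operatorname{supp}h_{k+3}$, and $\kappa_j=0$ if there is none. Then $\kappa_0=0$ and $\kappa_j\le\kappa_{j+1}$. Also $\kappa_j\to\infty$: for fixed $k$ these $y$ form a finite-dimensional space, on which the two norms are equivalent, so $k$ qualifies for all large $j$. If $\kappa_j\ge1$, then
\begin{equation}\label{eq:agree}
|x|_j=|x|_\infty\quad\text{for }x\text{ supported in }\operatorname{supp}h_{\kappa_j+3}.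
\end{equation}
The margin $3$ leaves room for the bandwidth of $\flat$. By \eqref{eq:agree} and (Z3), a function $g$ supported in $\operatorname{supp}h_{\kappa_j}$ acts from $Z_j$ to $Z_\infty$ and from $Z_\infty$ to $Z_j$ with norm at most $\sup|g|$; if $\kappa_j=0$, then $g=0$.

\emph{The operators $F(h)$.} Call $h:\mathbb N\to[0,1]$ \emph{$j$-admissible} if $\operatorname{supp}h\subset\operatorname{supp}h_{\kappa_j}$. Let $s=\sin(\pi h/2)$, $c=\cos(\pi h/2)$, and with $\mathsf P,\mathsf R$ from \eqref{eq:PR} let
\[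
\mathsf D=\mathsf R(h)-\mathsf P=\begin{pmatrix}-c^2&sc\\sc&c^2\end{pmatrix},\qquad N=1-E^\flat,\qquad F(h)=E^\flat\mathsf P+N\mathsf R(h)=\mathsf P+N\mathsf D,
\]
where $N$ and $E^\flat$ act in both components of a pair of sequences. The formula does not involve $j$. On $V_j=Z_j\oplus Z_\infty$ the entries of $\mathsf D$ are contractions, because $s$ is supported in $\operatorname{supp}h_{\kappa_j}$; so $\|\mathsf D\|\le4$. By (P0), $\|N\|\le\beta$, where $\beta=1+5\|E\|_{\mathcal A}$. Thus $\|F(h)\|\le1+4\beta$. For $h=0$, $F(0)=E^\flat\oplus(1-E^\flat)$.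

Since $\mathsf P+\mathsf D$ and $\mathsf P$ are idempotent, $\mathsf P\mathsf D+\mathsf D\mathsf P=\mathsf D-\mathsf D^2$, and multiplying out gives $\mathsf D^2=c^2$. As $N$ commutes with $\mathsf P$, $F^2=\mathsf P+N(\mathsf D-\mathsf D^2)+N\mathsf DN\mathsf D$, and $N\mathsf DN\mathsf D=N[\mathsf D,N]\mathsf D+N^2\mathsf D^2$. Also $\eta(f)$ commutes with $\mathsf P$ and $\mathsf D$. Hence, on pairs in $c_{00}$ and so on $V_j$,
\begin{equation}\label{eq:defects}
F^2-F=N[\mathsf D,N]\mathsf D+(N^2-N)c^2,\qquad[F,\eta(f)]=-[E,\eta(f)]^\flat\,\mathsf D .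
\end{equation}
The first term is small when $h$ almost commutes with $E$. The other two contain the factor $c$, which vanishes where $h=1$, so they only see the tails of the compact defects of $E$.

\emph{Estimates.} Let $h$ be $j$-admissible and suppose that $h=1$ wherever $h_{\kappa'}=1$, for some $\kappa'\ge0$. For $l<\kappa'$ we have $h_{\kappa'}=1$ on $\operatorname{supp}\chi_l$, so $\chi_lc=0$.

(i) \emph{The term $N[\mathsf D,N]\mathsf D$.} By (P4) and $c^2=1-s^2$, the entries of $[\mathsf D,N]$ are $\pm[g,E]^\flat$ with $g=s^2=\frac12(1-\cos\pi h)$ or $g=sc=\frac12\sin\pi h$. From $[h^n,E]=\sum_{i<n}h^i[h,E]h^{n-1-i}$ and $0\le h\le1$ we get $\|[h^n,E]\|_{\mathcal A}\le n\|[h,E]\|_{\mathcal A}$, and summing the power series gives $\|[g,E]\|_{\mathcal A}\le C_0\|[h,E]\|_{\mathcal A}$ with $C_0=\frac\pi2\cosh\pi$. If $\kappa_j=0$, then $g=0$. Otherwise $g$ is supported in $\operatorname{supp}h_{\kappa_j}$, where $\chi_l$ vanishes for $l\ge\kappa_j+2$. So $\widetilde\chi_k[g,E]\chi_k=\widetilde\chi_kgE\chi_k-\widetilde\chi_kEg\chi_k=0$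 for $k\ge\kappa_j+3$. Hence $[g,E]^\flat$ has finite rank and its range consists of vectors supported in $\operatorname{supp}h_{\kappa_j+3}$. By (P0) on the source space and \eqref{eq:agree}, its norm is at most $5C_0\|[h,E]\|_{\mathcal A}$ on $Z_j$, on $Z_\infty$, and from either space to the other. Therefore $N[\mathsf D,N]\mathsf D$ has finite rank and norm at most $80\beta C_0\|[h,E]\|_{\mathcal A}$.

(ii) \emph{The term $(N^2-N)c^2$.} By (P2) with $T=S=E$, $N^2-N=(E^\flat)^2-E^\flat=\sum_lW_l$ with $W_l=\rho_lE\chi_l+\widetilde\chi_l(E^2-E)\chi_l$, and $\delta_l=\|W_l\|_{\mathcal A}\to0$ by (P2) and (P3). So $(N^2-N)c^2=\sum_{l\ge\kappa'}W_lc^2$, and by Lemma~\ref{lem:band} with $L=4$ it is compact on $Z_j$ and on $Z_\infty$ with norm at most $27\sup_{l\ge\kappa'}\delta_l$.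

(iii) \emph{The commutator.} Let $\delta_l(f)=\|[E,\eta(f)]\chi_l\|_{\mathcal A}$, which tends to $0$ by (P3). By Lemma~\ref{lem:band} with $L=2$, $[E,\eta(f)]^\flat c=\sum_{l\ge\kappa'}\widetilde\chi_l[E,\eta(f)]\chi_lc$ is compact on $Z_j$ and on $Z_\infty$ with norm at most $15\sup_{l\ge\kappa'}\delta_l(f)$. Each entry of $[E,\eta(f)]^\flat\mathsf D$ is $\pm[E,\eta(f)]^\flat c$ composed on the right with a contraction, namely $c$ on $Z_j$ or $Z_\infty$, or $s$ between the two. So $[F,\eta(f)]$ is compact with norm at most $60\sup_{l\ge\kappa'}\delta_l(f)$.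

\emph{The swindle.} For $j\ge1$ and $\sigma\in[0,1]$ let $h_{j,\sigma}=(1-\sigma)h_{\kappa_{j-1}}+\sigma h_{\kappa_j}$. Since $h_{\kappa_{j-1}}\le h_{\kappa_j}$, it is $j$-admissible and equals $1$ wherever $h_{\kappa_{j-1}}=1$. Moreover
\[
\|[h_{j,\sigma},E]\|_{\mathcal A}\le\max\big(\|[h_{\kappa_{j-1}},E]\|_{\mathcal A},\|[h_{\kappa_j},E]\|_{\mathcal A}\big)\to0\qquad(j\to\infty).
\]
Apply Lemma~\ref{lem:swindle} with $V_j=Z_j\oplus Z_\infty$, $\eta_j=\eta\oplus\eta$, $U_j$ the identity on pairs of sequences, $F_{0,1}=F(0)$ and $F_{j,\sigma}=F(h_{j,\sigma})$. The assumptions on $V_j,\eta_j,U_j$ hold by (Z1)--(Z3). For condition (i): the entries of $\mathsf D$ are $\frac\pi2$-Lipschitz functions of $h$, $|h_{j,\sigma}-h_{j,\sigma'}|\le|\sigma-\sigma'|$, and the off-diagonal entries are supported in $\operatorname{supp}h_{\kappa_j}$, so $\|F_{j,\sigma}-F_{j,\sigma'}\|\le2\pi\beta|\sigma-\sigma'|$. Condition (ii) follows from \eqref{eq:defects} and the estimates with $\kappa'=\kappa_{j-1}\to\infty$. Condition (iii) holds because $h_{1,0}=h_{\kappa_0}=0$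 and $h_{j,1}=h_{\kappa_j}=h_{j+1,0}$.

The conclusion is $\Phi_0\oplus\Phi_\infty'\sim0$ with $\Phi_\infty'=(Z_\infty,\pi\circ\eta,1-\pi(E^\flat))$. By (T2) and (T1), $\Phi_\infty'\oplus\Phi_\infty\sim0$, and so $\Phi_0\sim\Phi_0\oplus\Phi_\infty'\oplus\Phi_\infty\sim\Phi_\infty$.
\end{proof}

\section{The group $\mathcal G$ and the range of the index}\label{sec:group}

\begin{proof}[Proof of Theorem~\ref{thm:group}]
\emph{The group.} By Lemma~\ref{lem:stable}, $[\theta_M]+[\theta_M]=[\theta_M]$. Hence $([\phi_1]+[\theta_M])+([\phi_2]+[\theta_M])=([\phi_1]+[\phi_2])+[\theta_M]\in\mathcal G$, and $[\theta_M]$ belongs to $\mathcal G$ and is an identity. If $[\phi]+[\phi']=[\theta_M]$, then $([\phi]+[\theta_M])+([\phi']+[\theta_M])=[\theta_M]$. So $\mathcal G$ is a group.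

\emph{The index map.} The function $\lambda\mapsto\operatorname{ind}(\phi(z)-\lambda)$ is locally constant on $\mathbb C\setminus M$ and vanishes for $|\lambda|$ larger than the norm of a lift of $\phi(z)$, hence on the unbounded component. It is additive and unchanged by adding $\theta_M$. So its values on the bounded components define a homomorphism $\mathcal G\to\prod_U\mathbb Z$, which is injective by Theorem~\ref{thm:main}.

\emph{Surjectivity for $p>2$.} Let $(k_U)$ be given. We take an extension on $l^2$ with these indices and transfer it to a $p$-space by $\flat$. By (BDF2) there is a unital $*$-monomorphism $\psi:C(M)\to Q(l^2)$ with $\operatorname{ind}(\psi(z)-\lambda)=k_U$ for $\lambda\in U$. A standard partition can be adapted to countably many operators only, so let $\mathcal D\subset C(M)$ be the unital algebra over $\mathbb Q[i]=\mathbb Q+i\mathbb Q$ generated by $z$, $\bar z$ and the functions $(z-\lambda)^{-1}$, $\lambda\in\mathbb Q[i]\setminus M$. It is countable and dense. Choose lifts $T_d$ of $\psi(d)$, $d\in\mathcal D$,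 with $\|T_d\|\le2\|d\|$ and $T_1=1$. Choose a standard partition such that $\|[h_k,T_d]\|\le2^{-k}$ for the first $k$ elements $d$ of an enumeration of $\mathcal D$. Take $H_n=\mathbb C$, $w_n=1$, so $\mathcal H=l^2$, and work in setting (II): all $T_d$ lie in $\mathcal A_0$, and $Z=Z_\infty$, with norm $|x|_\infty=(\sum_k\|\chi_kx\|_2^p)^{1/p}$, is a $p$-space.

For $d,d'\in\mathcal D$ and $\mu\in\mathbb Q[i]$ the operators $T_{d+\mu d'}-T_d-\mu T_{d'}$ and $T_{dd'}-T_dT_{d'}$ are compact on $l^2$. By (P3), (P2), (P4) and (P0), $d\mapsto\pi(T_d^\flat)\in Q(Z)$ is a unital homomorphism of $\mathbb Q[i]$-algebras with $\|\pi(T_d^\flat)\|\le10\|d\|$. It extends by continuity to a bounded unital homomorphism $\phi:C(M)\to Q(Z)$.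

Let $\lambda\in\mathbb Q[i]\cap U$, $d=z-\lambda$, $d'=(z-\lambda)^{-1}$. The operators $T_d^\flat,T_{d'}^\flat$ are bounded on $Z$ and inverse to each other modulo compacts there. By (P1) they are bounded on $l^2$ and differ from $T_d,T_{d'}$ by compact operators, so the same holds on $l^2$. Since $p>2$ and $\sum_k\chi_k^2\le1$, we have $|x|_\infty\le(\sum_k\|\chi_kx\|_2^2)^{1/2}\le\|x\|_2$, so $l^2\subset Z$ continuously and densely. Lemma~\ref{lem:index} gives $\operatorname{ind}(\phi(z)-\lambda)=\operatorname{ind}T_d=k_U$, and this holds on all of $U$ by local constancy. The homomorphism $\phi$ need not be known to be bounded below, but $\phi\oplus\theta_M$ is, because of the second summand. Conjugating it by an isomorphism $Z\oplus l^p\to l^p$ gives an isomorphic extension $\phi'$ with indices $(k_U)$, and $[\phi']+[\theta_M]\in\mathcal G$ is the required element.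

\emph{Surjectivity for $p<2$.} Construct as above a bounded unital homomorphism into $Q(Z)$, with $Z$ a $p'$-space, with indices $(-k_U)$. Its transpose (Section~\ref{sec:triples}) is a bounded unital homomorphism into $Q(Z^*)$, $Z^*$ a $p$-space, with indices $(k_U)$. Add $\theta_M$, conjugate by an isomorphism $Z^*\oplus l^p\to l^p$, and add $[\theta_M]$.
\end{proof}

\begin{remark}
Let $p>2$, $M=\mathbb T$ and $\psi(z)=\pi(S)$ with $S$ the shift on $l^2$, and take $T_z=S$. Then $S^\flat e_n=\omega_ne_{n+1}$ with $\omega_n=\sum_k\widetilde\chi_k(n+1)\chi_k(n)$, and $\omega_n\to1$ because $S-S^\flat$ is compact on $l^2$. So $\phi(z)$ is the class of a weighted shift with weights tending to $1$. The shift, which has no continuous functional calculus modulo compacts in the standard basis of $l^p$ (Example~\ref{ex:shift}), acquires one on the space $Z\cong l^p$, whose norm is Hilbertian on the support of each $\chi_k$ up to a factor depending only on $p$.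
\end{remark}

\begin{thebibliography}{1}

\bibitem{Boe} March T. Boedihardjo, \emph{Similarity of operators on $l^{p}$}, arXiv:1706.08582 (2017).

\end{thebibliography}
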